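\title{Torsion points of abelian varieties over large algebraic extensions in positive characteristic}

\begin{abstract}
Let $K$ be an infinite finitely generated field of characteristic $p>0$, and let $\tilde K(\sigma)$ be the fixed field in an algebraic closure of $K$ of a Haar-random $e$-tuple $\sigma$ of elements of the absolute Galois group. We prove that, almost surely, every nonzero abelian variety over $\tilde K(\sigma)$ has a rational point of order $\ell$ for infinitely many primes $\ell$ if $e=1$, and has finite torsion subgroup if $e\ge 2$. These are parts (a) and (b) of a conjecture of Geyer and Jarden for such $K$. For abelian varieties without isotrivial part, the proof conditions on the action of $\sigma$ on the constants and estimates the proportion of elements with a fixed vector in every coset of a finite group of Lie type. This also gives a fiberwise, quantitative statement. Isotrivial abelian varieties are treated with the unit equation.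
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the main theorem}

Let $K$ be a field, $\tilde K$ an algebraic closure of $K$, and $K^{\mathrm{sep}}$ the separable closure of $K$ in $\tilde K$. Every element of $G_K=\operatorname{Gal}(K^{\mathrm{sep}}/K)$ extends uniquely to $\tilde K$, so that $G_K=\operatorname{Aut}(\tilde K/K)$. For an integer $e\ge1$ and $\sigma=(\sigma_1,\dots,\sigma_e)\in G_K^e$, let $\tilde K(\sigma)$ be the subfield of $\tilde K$ fixed by all $\sigma_i$. It is a perfect algebraic extension of $K$ whose absolute Galois group is topologically generated by $\sigma_1,\dots,\sigma_e$; each further $\sigma_i$ makes the field smaller. The normalized Haar measure of the profinite group $G_K^e$ is a probability measure, and ``almost all'' and ``almost surely'' refer to it. For a commutative group $G$ we write $G[m]$ for the $m$-torsion subgroup, $G[\ell^\infty]=\bigcup_{i\ge1}G[\ell^i]$, and $G_{\mathrm{tor}}$ for the torsion subgroup.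

How much of the torsion of an abelian variety is rational over a typical field $\tilde K(\sigma)$? For elliptic curves the answer is a theorem of Geyer and Jarden. Let $K$ be finitely generated over its prime field. Then for almost all $\sigma\in G_K^e$ and every elliptic curve $A$ over $\tilde K(\sigma)$:
\begin{itemize}
\item[(a)] if $e=1$, the group $A_{\mathrm{tor}}(\tilde K(\sigma))$ is infinite, and there are infinitely many primes $\ell$ with $A(\tilde K(\sigma))[\ell]\neq0$;
\item[(b)] if $e\ge2$, the group $A_{\mathrm{tor}}(\tilde K(\sigma))$ is finite;
\item[(c)] if $e\ge1$, the group $A(\tilde K(\sigma))[\ell^\infty]$ is finite for every prime $\ell$.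
\end{itemize}
Geyer and Jarden conjectured that the same holds for all abelian varieties $A$ of positive dimension. The conjecture is known when $K$ is finite; part (c) is known for every finitely generated $K$; parts (a) and (b) are known in characteristic zero. We take the problem from \cite{Asayama}: do (a) and (b) hold when $K$ is infinite of positive characteristic? They do.

\begin{theorem}\label{thm:main}
Let $K$ be an infinite finitely generated field of characteristic $p>0$ and let $e\ge1$. For almost all $\sigma\in G_K^e$ and every abelian variety $A\ne0$ over $\tilde K(\sigma)$: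
\begin{itemize}
\item[(a)] if $e=1$, there are infinitely many primes $\ell$ with $A(\tilde K(\sigma))[\ell]\ne0$; in particular $A_{\mathrm{tor}}(\tilde K(\sigma))$ is infinite;
\item[(b)] if $e\ge2$, then $A_{\mathrm{tor}}(\tilde K(\sigma))$ is finite.
\end{itemize}
\end{theorem}

We use the known part (c) once, at the very end of the proof of (b).

\subsection{Why $e=1$ and $e\ge2$ differ}

The dividing line is the divergence of $\sum_\ell \ell^{-1}$ and the convergence of $\sum_\ell\ell^{-e}$ for $e\ge2$, the sums being over primes. This is visible over a finite field $\mathbb F_q$. There $G_{\mathbb F_q}=\widehat{\mathbb Z}=\prod_w\mathbb Z_w$, each $\sigma_i$ is a power $\operatorname{Frob}_q^{\nu_i}$ of the Frobenius automorphism $a\mapsto a^q$, and $\mathbb F_{q^w}$ is fixed by $\sigma$ exactly when $w$ divides all $\nu_i$.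

\begin{lemma}\label{lem:zhat}
Let $\nu=(\nu_1,\dots,\nu_e)$ be uniformly distributed in $\widehat{\mathbb Z}^e$.
\begin{itemize}
\item[(i)] Let $e=1$ and let $u\neq0$ and $v$ be integers. Almost surely, all components of $\theta=u\nu+v$ in the rings $\mathbb Z_w$ are nonzero and infinitely many primes divide $\theta$.
\item[(ii)] Let $e\ge2$. Almost surely, the closed subgroup of $\widehat{\mathbb Z}$ generated by $\nu_1,\dots,\nu_e$ is open.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The equation $ux+v=0$ has at most one solution in $\mathbb Z_w$, and a point of $\mathbb Z_w$ has measure zero. For $w\nmid u$ the class of $\theta$ modulo $w$ is uniform, so the events $w\mid\theta$ are independent of probability $1/w$, and the second Borel--Cantelli lemma applies.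

(ii) The subgroup is $\prod_w w^{a_w}\mathbb Z_w$, where $a_w\le\infty$ is the least of the $w$-adic valuations of the $\nu_i$. It is open if and only if all $a_w$ are finite and all but finitely many vanish. Finiteness follows from (i). The event $a_w>0$ has probability $w^{-e}$, which is summable, so the first Borel--Cantelli lemma applies.
\end{proof}

Thus the fixed field of $\sigma$ in an algebraic closure of $\mathbb F_q$ is almost surely infinite for $e=1$ and finite for $e\ge2$.

Now let $A$ be an abelian variety over a finitely generated field $K$ of characteristic $p$, and let $\rho_\ell\colon G_K\to GL(V_\ell)$ be the action on $V_\ell=A[\ell](\tilde K)\cong\mathbb F_\ell^{2\dim A}$ for $\ell\neq p$. Then $A(\tilde K(\sigma))[\ell]\ne0$ if and only if the matrices $\rho_\ell(\sigma_1),\dots,\rho_\ell(\sigma_e)$ have a common nonzero fixed vector. These matrices are independent and uniform in the finite group $G_\ell=\rho_\ell(G_K)$. The condition $\det(g-1)=0$ is one polynomial equation over $\mathbb F_\ell$, so one guesses that it holds with probability about $1/\ell$, and that $e$ independent matrices have a common fixed vector with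 probability at most about $\ell^{-e}$. If so, (b) follows from the first Borel--Cantelli lemma and (c). Part (a) would follow from the second Borel--Cantelli lemma if the events for different $\ell$ were independent.

In characteristic $p$ the $\rho_\ell(\sigma)$ are far from independent. Let $\mathbb F$ be the algebraic closure of $\mathbb F_p$ in $\tilde K$, let $\mathbb F_q=K\cap\mathbb F$ be the constant field of $K$, and define
\[
\delta_K\colon G_K\to\widehat{\mathbb Z},\qquad \tau|_{\mathbb F}=\operatorname{Frob}_q^{\delta_K(\tau)} .
\]
All roots of unity of $\tilde K$ lie in $\mathbb F$, so the single profinite integer $\delta_K(\tau)$ determines the action of $\tau$ on the $\ell$-th roots of unity for all $\ell$ at once; and by the Weil pairing this action is part of $\rho_\ell(\tau)$ whenever $\ell$ does not divide the degree of a fixed polarization. The remedy is to condition on $\delta_K(\sigma_i)$. The price is that every estimate must then hold not on average over $G_\ell$ but in each coset of a suitable normal subgroup.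

\subsection{A fiberwise theorem}

Call an abelian variety over $\tilde K$ \emph{constant} if it has the form $B_{\tilde K}$ with $B$ an abelian variety over $\mathbb F$. An abelian variety $A$ over $K$ is \emph{isotrivial-free} if every homomorphism from a constant abelian variety to $A_{\tilde K}$ is zero, and \emph{isotrivial} if the images of such homomorphisms generate $A_{\tilde K}$. For $\nu\in\widehat{\mathbb Z}^e$ let
\[
\Omega_\nu=\{\sigma\in G_K^e:\ \delta_K(\sigma_i)=\nu_i\text{ for all }i\}.
\]
This is a coset of $G_{K\mathbb F}^e$, and we give it the normalized invariant measure; in particular $\Omega_0=G_{K\mathbb F}^e$.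

\begin{theorem}\label{thm:fiber}
Let $K$ be an infinite finitely generated field of characteristic $p>0$ and $A\neq0$ an abelian variety over $K$.
\begin{itemize}
\item[(1)] If $A$ is isotrivial-free and $e=1$, then for every $\nu\in\widehat{\mathbb Z}$ and almost all $\sigma\in\Omega_\nu$,
\[
\liminf_{x\to\infty}\frac{\#\{\ell\le x:\ A(\tilde K(\sigma))[\ell]\ne0\}}{\log\log x}\ \ge\ c_A>0,
\]
with $c_A$ independent of $\nu$ and $\sigma$.
\item[(2)] If $A$ is isotrivial-free and $e\ge2$, then for every $\nu\in\widehat{\mathbb Z}^e$ the probability in $\Omega_\nu$ that $A(\tilde K(\sigma))[\ell]\ne0$ is $O(\ell^{-e})$, uniformly in $\nu$. In particular, for almost all $\sigma\in\Omega_\nu$ only finitely many such $\ell$ occur, and the probability that some $\ell>x$ occurs is $O(x^{1-e}/\log x)$.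
\item[(3)] Let $e\ge2$. If for almost all $\sigma\in\Omega_0$ only finitely many $\ell$ satisfy $A(\tilde K(\sigma))[\ell]\neq0$, then $A$ is isotrivial-free. Hence, for $e\ge2$, the finiteness of the set of such primes for all $\nu$ and almost all $\sigma\in\Omega_\nu$ characterizes the isotrivial-free abelian varieties.
\end{itemize}
\end{theorem}

\subsection{Outline}

Section~\ref{sec:examples} works out two examples with $SL_2$ that show the method and the two obstacles that it has to overcome. After the conventions (Section~\ref{sec:tools}) we reduce to a fixed $A$ over $K$ that is isotrivial or isotrivial-free (Section~\ref{sec:reductions}). In the isotrivial case all randomness sits in $\widehat{\mathbb Z}$, and (a) becomes a question on primes dividing $b^ma-1$ for a random $m\in\widehat{\mathbb Z}$ (Section~\ref{sec:isotrivial}). In the other case we study the subgroup $\Gamma_\ell\subset G_\ell$ generated by the elements of order $\ell$. It is essentially the group of $\mathbb F_\ell$-points of a semisimple group $N$ of bounded complexity; modulo $\Gamma_\ell$, the representation $\rho_\ell$ is governed by the constants on an open subgroup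 independent of $\ell$; and the $\Gamma_\ell$ are independent (Section~\ref{sec:structure}). One cannot pass to that open subgroup, since it carries only part of the measure, so we must understand cosets $Ny$ in which $y$ may act on $N$ by an outer automorphism (Section~\ref{sec:cosets}). The upper bound $O(\ell^{-e})$ is proved in Section~\ref{sec:upper}, the lower bound $c/\ell$ in Section~\ref{sec:lower}, and the theorems in Section~\ref{sec:proofs}.

\section{Two examples with $SL_2$}\label{sec:examples}

Throughout this section $\ell\geq5$ is a prime.

\begin{example}[the standard representation]\label{ex:standard}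
Let $V=\mathbb F_\ell^2$ and $\Gamma=SL_2(\mathbb F_\ell)$, of order $\ell(\ell^2-1)$. The cosets of $\Gamma$ in $GL_2(\mathbb F_\ell)$ are the sets $\{\det=\Delta\}$, $\Delta\in\mathbb F_\ell^\times$. We count the elements with eigenvalue $1$ in such a coset. If $\Delta\neq1$, they form the conjugacy class of $\operatorname{diag}(1,\Delta)$ in $GL_2(\mathbb F_\ell)$. The centralizer has order $(\ell-1)^2$ and $|GL_2(\mathbb F_\ell)|=\ell(\ell-1)^2(\ell+1)$, so the class has $\ell(\ell+1)$ elements, a proportion $1/(\ell-1)$ of the coset. If $\Delta=1$, they are the unipotent elements: the identity and $\ell-1$ further elements for each of the $\ell+1$ lines, $\ell^2$ in all, a proportion $\ell/(\ell^2-1)$. So the proportion is at least $1/\ell$ in \emph{every} coset.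

The general argument sees this as follows. Represent the coset by $f=\operatorname{diag}(\mu_1,\mu_2)$ with $\mu_1\ne\mu_2$. The centralizer of $f$ in $SL_2$ is the split torus $S=\{\operatorname{diag}(t,t^{-1})\}$, and $s=\operatorname{diag}(\mu_1^{-1},\mu_1)\in S(\mathbb F_\ell)$ makes $sf=\operatorname{diag}(1,\Delta)$ have eigenvalue $1$. Then count the elements of the coset whose semisimple part is conjugate to $sf$. We do not control the centralizer of $sf$. When it is large ($\Delta=1$, $sf=1$), the class of $sf$ is small, but the unipotent elements of the centralizer make up for this.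

For $e$ cosets, a given vector $v\ne0$ is fixed by exactly $\ell$ matrices of determinant $\Delta$, a proportion $1/(\ell^2-1)$. Summing over the $\ell+1$ lines, $e$ independent elements have a common nonzero fixed vector with probability at most $(\ell+1)(\ell^2-1)^{-e}$, which is $O(\ell^{-e})$.

Suppose that $A$ is an elliptic curve over $K$ and that the image of $G_{K\mathbb F}$ in $\prod_{\ell\ge\ell_1}GL(V_\ell)$ contains $\prod_{\ell\geq\ell_1} SL(V_\ell)$. By the Weil pairing $\det\rho_\ell(\tau)=q^{\delta_K(\tau)}$ in $\mathbb F_\ell^\times$. So on a fiber $\Omega_\nu$ with $e=1$ the matrices $\rho_\ell(\sigma)$ are independent, each uniform in the coset $\{\det=q^\nu\}$, and the two Borel--Cantelli lemmas give what we want on every fiber.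
\end{example}

\begin{example}[the symmetric square]\label{ex:sym}
Let $V$ be the space of binary quadratic forms, with basis $x^2,xy,y^2$, let $N\subset GL(V)$ be the image of $SL_2$, and let $\Gamma$ be the image of $SL_2(\mathbb F_\ell)$. An element of $SL_2$ with eigenvalues $t,t^{-1}$ has eigenvalues $t^2,1,t^{-2}$ on $V$.

\emph{First obstacle: a coset may contain no element with eigenvalue $1$.} Let $\lambda\in\mathbb F_\ell^\times$ be a nonsquare different from $-1$, viewed as a scalar matrix. An element of $\lambda\Gamma$ with eigenvalue $1$ would give $\lambda=t^{\pm2}$. If $t\in\mathbb F_\ell$, then $\lambda$ is a square. Otherwise $t^\ell=t^{-1}$, and $t^2\in\mathbb F_\ell$ gives $t^2=t^{2\ell}=t^{-2}$, so $\lambda=\pm1$. Both cases are excluded. Hence a lower bound in all cosets that occur requires arithmetic information: the eigenvalues of the coset representatives must be $D$-th powers in $\mathbb F_\ell^\times$ for a suitable $D$. We shall arrange this by showing that they are reductions of finitely many algebraic numbers independent of $\ell$, and by using only primes $\ell$ that split completely in a number field containing $D$-th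 roots of these numbers.

\emph{Second obstacle: every element of $N$ has eigenvalue $1$.} So the bound $\ell^{-e}$ cannot come from $e$ separate conditions $\det(x_i-1)=0$. Work over $\overline{\mathbb F}_\ell$ and consider the set $Z\subset N^e$ of tuples with a common nonzero fixed vector. Outside a proper closed subset of $N$, an element $x_1$ is conjugate to the image of $\operatorname{diag}(t,t^{-1})$ with $t^4\neq1$, which fixes only the multiples of $xy$. The stabilizer of $xy$ preserves the pair of coordinate lines; antidiagonal elements of $SL_2$ send $xy$ to $-xy$, so the stabilizer is the diagonal torus, of codimension $2$ in $N$. Thus, once one coordinate is generic, each of the other $e-1$ coordinates is confined to a set of codimension $2$. The tuples with no generic coordinate have codimension at least $e$. So $Z$ has codimension at least $\min(e,2(e-1))=e$ for $e\ge2$. This is the shape of the proof of Proposition~\ref{prop:codim}. For $e=2$ the bound is attained: the pairs lying in a common maximal torus form a set of dimension $2+1+1=4$ in $N^2$, which has dimension $6$.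
\end{example}

\section{Conventions and tools}\label{sec:tools}

From now on $K$ is an infinite finitely generated field of characteristic $p>0$.

\subsection{Constants and torsion}

For a finite extension $L$ of $K$ with constant field $\mathbb F_Q=L\cap\mathbb F$, the map $\delta_L\colon G_L\to\widehat{\mathbb Z}$ is defined by $\tau|_{\mathbb F}=\operatorname{Frob}_Q^{\delta_L(\tau)}$. It is a continuous surjective homomorphism with kernel $G_{L\mathbb F}$. If $g$ is an element of a profinite group, for instance a finite one, then $g^m$ is defined for $m\in\widehat{\mathbb Z}$ by continuity.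

For an abelian variety $A$ over $K$ we put $n=2\dim A$, and for primes $\ell\neq p$ we keep the notation $V_\ell$, $\rho_\ell$, $G_\ell$ of the introduction, with $\overline V_\ell=V_\ell\otimes\overline{\mathbb F}_\ell$. The phrase ``$\ell$ large'' means $\ell\geq\ell_0$ for a bound $\ell_0$ depending on $A$ and $K$ and on finitely many auxiliary choices made independently of $\ell$. The constants $c,c_1,c_2,D_0,D,J(n)$ depend only on $n$.

\subsection{Models and Frobenius elements}\label{ss:frob}

Let $A$ be an abelian variety over $K$ and $L/K$ a finite Galois extension. By spreading out there is a normal integral scheme $X$ of finite type over $\mathbb F_p$ with function field $K$ such that $A$ extends to an abelian scheme over $X$ and $L$ is unramified over $X$; we call $X$ a \emph{model for $(A,L)$}. The \'etale fundamental group $\pi_1(X)$ is the Galois group of the maximal extension of $K$ unramified over $X$. It is a quotient of $G_K$ through which $\operatorname{Gal}(L(A[\ell^i])/K)$ factors for all $\ell\ne p$ and $i\geq1$.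

A closed point $x\in X$ has a finite residue field $k(x)$, and the image of $a\mapsto a^{|k(x)|}$ under $G_{k(x)}\to\pi_1(X)$ is a well-defined conjugacy class. A \emph{Frobenius element at $x$} is any $F_x\in G_K$ whose image in $\pi_1(X)$ lies in this class. It acts on $\mathbb F$ by $a\mapsto a^{|k(x)|}$. Consequently, if $j\ge1$ and $F_x^j\in G_L$, then $\delta_L(F_x^j)$ is a positive integer. We use two theorems.
\begin{itemize}
\item[(Ch)] (Chebotarev.) Every conjugacy class of a finite quotient of $\pi_1(X)$ is the Frobenius class of some closed point. Since conjugates of Frobenius elements are Frobenius elements, every element of such a quotient is the image of some $F_x$.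
\item[(W)] (Weil.) The characteristic polynomial of the Frobenius endomorphism of an abelian variety over $\mathbb F_Q$, acting on the Tate module $T_\ell$, lies in $\mathbb Z[T]$ and is independent of $\ell\neq p$; its roots are algebraic integers all of whose complex absolute values equal $Q^{1/2}$, so they are units at all finite places not above $p$.
\end{itemize}
Applied to the fiber of $A$ at $x$, (W) describes the characteristic polynomial of $F_x$ on $T_\ell A$. We call its roots the \emph{eigenvalues of $F_x$}. Its reduction modulo $\ell$ is the characteristic polynomial of $\rho_\ell(F_x)$.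

\subsection{Elements of $GL_n(\mathbb F_\ell)$}\label{ss:parts}

An \emph{$\ell$-element} is an element of $\ell$-power order. Let $\ell\geq n$. Since $g^{\ell^i}-1=(g-1)^{\ell^i}$, an element $g\in GL_n(\mathbb F_\ell)$ is an $\ell$-element if and only if it is unipotent, if and only if $g^\ell=1$. An element of $GL_n(\overline{\mathbb F}_\ell)$ of finite order $m$ prime to $\ell$ is diagonalizable, because $T^m-1$ is separable. Every $g\in GL_n(\mathbb F_\ell)$ is in a unique way a product of two commuting elements, one of order prime to $\ell$ and one $\ell$-element. Both are powers of $g$; we call them the \emph{prime-to-$\ell$ part} and the \emph{$\ell$-part}. The prime-to-$\ell$ part has the same characteristic polynomial as $g$.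

Algebraic groups in characteristic $\ell$ are reduced and are identified with their groups of $\overline{\mathbb F}_\ell$-points, with an $\mathbb F_\ell$-structure where indicated; $H^0$ is the identity component.

\subsection{Degrees}\label{ss:degree}

The degree of an irreducible closed subset $Y\subset\mathbb A^m$ over $\overline{\mathbb F}_\ell$, of dimension $r$, is the number of points in which $Y$ meets $r$ general affine hyperplanes. For arbitrary closed $Y$, $\deg Y$ is the sum of the degrees of all irreducible components; it bounds the number of components. A linear subspace has degree $1$, the zero set of a nonzero polynomial of degree $j$ has degree at most $j$, and $\deg(Y\times\mathbb A^{m'})=\deg Y$.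
\begin{itemize}
\item[(B1)] (B\'ezout's inequality.) $\deg(Y\cap Y')\le\deg Y\cdot\deg Y'$.
\item[(B2)] $\#(Y\cap\mathbb F_\ell^m)\le\deg(Y)\,\ell^{\dim Y}$.
\end{itemize}
Here (B2) follows from (B1) by induction on the dimension: on an irreducible $Y$ of positive dimension some coordinate $x_i$ is not constant, and the $\ell$ slices $Y\cap\{x_i=a\}$, $a\in\mathbb F_\ell$, have smaller dimension and degree at most $\deg Y$.

\subsection{Probability}

We need a quantitative form of the second Borel--Cantelli lemma.

\begin{lemma}\label{lem:bc}
Let $E_1,E_2,\dots$ be independent events of probabilities $p_j$, put $s_m=\sum_{j\le m}p_j$, and let $N_m$ be the number of $j\le m$ for which $E_j$ occurs. If $s_m\to\infty$, then $N_m/s_m\to1$ almost surely.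
\end{lemma}

\begin{proof}
The variable $N_m$ has mean $s_m$ and variance $\sum_{j\le m}p_j(1-p_j)\le s_m$. Let $m_k$ be minimal with $s_{m_k}\ge k^2$, so $k^2\le s_{m_k}\le k^2+1$. By Chebyshev's inequality $|N_{m_k}-s_{m_k}|>\epsilon s_{m_k}$ has probability at most $\epsilon^{-2}k^{-2}$, so $N_{m_k}/s_{m_k}\to1$ almost surely by the first Borel--Cantelli lemma. For $m_k\le m\le m_{k+1}$ we have $N_{m_k}/s_{m_{k+1}}\le N_m/s_m\le N_{m_{k+1}}/s_{m_k}$, and $s_{m_{k+1}}/s_{m_k}\to1$.
\end{proof}

\section{Reduction to isotrivial and isotrivial-free varieties}\label{sec:reductions}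

\begin{lemma}\label{lem:fixA}
It suffices to prove, for every infinite finitely generated field $K$ of characteristic $p$ and every fixed $A\neq0$ over $K$, that the assertions of Theorem~\ref{thm:main} for $A$ hold for almost all $\sigma\in G_K^e$.
\end{lemma}

\begin{proof}
An abelian variety over $\tilde K(\sigma)$ is defined over a finite extension $K_1\subset\tilde K(\sigma)$ of $K$, and then $\sigma\in G_{K_1}^e$. The group $G_{K_1}=\operatorname{Aut}(\tilde K/K_1)$ is open in $G_K$, also when $K_1/K$ is inseparable, so a null set of $G_{K_1}^e$ is a null set of $G_K^e$. The field $K_1$ is again infinite and finitely generated. As $K$ is countable there are only countably many pairs $(K_1,A)$, and a countable union of null sets is null.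
\end{proof}

We use the following standard facts on abelian varieties over a field $K$. Homomorphisms between abelian varieties that are defined over $\tilde K$ are defined over $K^{\mathrm{sep}}$. Every isogeny $\psi$ has an isogeny $\psi'$ in the opposite direction, over the same field, with $\psi'\psi$ equal to multiplication by $\deg\psi$. Every abelian subvariety $A_1\subset A$ has a complement $A_2\subset A$ over the same field, with $A_1\times A_2\to A$ an isogeny (Poincar\'e). For a prime $\ell\neq p$ the $\ell$-power torsion points are Zariski dense.

\begin{lemma}\label{lem:decomp}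
Let $A$ be an abelian variety over $K$. There are abelian subvarieties $A_1,A_2\subset A$ over $K$ such that $A_1\times A_2\to A$ is an isogeny, $A_1$ is isotrivial, and $A_2$ is isotrivial-free; $A_1=0$ if and only if $A$ is isotrivial-free. If $A$ is isotrivial, there are a finite Galois extension $L/K$ with constant field $\mathbb F_Q$, an abelian variety $B$ over $\mathbb F_Q$, and an isogeny $A_L\to B_L$.
\end{lemma}

\begin{proof}
Let $A_1\subset A_{\tilde K}$ be the abelian subvariety generated by the images of all homomorphisms from constant abelian varieties. A conjugate of a constant abelian variety under $\operatorname{Aut}(\tilde K/K)$ is constant, so $A_1$ is stable under $\operatorname{Aut}(\tilde K/K)$. It is also defined over $K^{\mathrm{sep}}$: if $A'$ is a complement over $\tilde K$, then $A_1$ is the image of the endomorphism $A_{\tilde K}\to A_1\times A'\to A_1\subset A_{\tilde K}$, which is defined over $K^{\mathrm{sep}}$. By Galois descent $A_1$ is defined over $K$. It is isotrivial by construction. Let $A_2$ be a complement over $K$. A homomorphism from a constant abelian variety to $(A_2)_{\tilde K}$ has connected image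 inside the finite group $A_1\cap A_2$, so it vanishes.

Now let $A=A_1$. For reasons of dimension finitely many images generate $A_{\tilde K}$, and a product of constant abelian varieties is constant, so there is a surjection $u\colon B'_{\tilde K}\to A_{\tilde K}$ with $B'$ over $\mathbb F$. The reduced identity component of $\ker u$ is an abelian subvariety of $B'_{\tilde K}$. It is the closure of its prime-to-$p$ torsion points, which are $\mathbb F$-points of $B'$, so it is defined over $\mathbb F$. Let $B\subset B'$ be a complement over $\mathbb F$. Then $u$ restricts to an isogeny $B_{\tilde K}\to A_{\tilde K}$, and there is an isogeny in the opposite direction. The variety $B$ is defined over a finite field and the isogeny over a finite separable extension of $K$. Take for $L$ a finite Galois extension of $K$ containing both, and extend $B$ to the constant field of $L$.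
\end{proof}

Let $F=\tilde K(\sigma)$. For (a) it suffices to treat one nonzero $A_i$, since $A_i(F)[\ell]\subset A(F)[\ell]$. For (b) it suffices to treat $A_1$ and $A_2$: an isogeny $A\to A_1\times A_2$ over $K$ has finite kernel and maps $A(F)_{\mathrm{tor}}$ into $A_1(F)_{\mathrm{tor}}\times A_2(F)_{\mathrm{tor}}$. So we may assume that $A$ is isotrivial or isotrivial-free.

The second condition enters only through the next lemma. Recall that for a finitely generated regular extension $E/k$ and an abelian variety $A$ over $E$, the \emph{$E/k$-trace} of $A$ is the universal pair consisting of an abelian variety $B$ over $k$ and a homomorphism $B_E\to A$; it is zero exactly when all such homomorphisms vanish. The theorem of Lang and N\'eron says that $A(E)$ is finitely generated if the $E/k$-trace of $A$ is zero.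

\begin{lemma}\label{lem:LN}
Let $A$ be isotrivial-free and $L/K$ finite. Then $A(L\mathbb F)[\ell]=0$ for all large $\ell$.
\end{lemma}

\begin{proof}
The extension $L\mathbb F/\mathbb F$ is finitely generated, and regular because $\mathbb F$ is algebraically closed. The trace of $A_{L\mathbb F}$ is zero by the definition of isotrivial-free. So $A(L\mathbb F)$ is finitely generated and has finite torsion.
\end{proof}

\section{Isotrivial abelian varieties}\label{sec:isotrivial}

\begin{proposition}\label{prop:isotrivial}
Let $A\neq0$ be an isotrivial abelian variety over $K$. Then the assertions of Theorem~\ref{thm:main} for $A$ hold for almost all $\sigma\in G_K^e$.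
\end{proposition}

Fix $L$, $\mathbb F_Q$, $B$ and $A_L\to B_L$ as in Lemma~\ref{lem:decomp}. All torsion points of $B(\tilde K)$ lie in $B(\mathbb F)$.

\begin{proof}[Proof of part (b)]
Let $e\ge2$ and $F=\tilde K(\sigma)$. The tuple $(\delta_K(\sigma_i))$ is uniform in $\widehat{\mathbb Z}^e$, so by Lemma~\ref{lem:zhat}(ii) the field $F\cap\mathbb F$ is almost surely finite. Put $F'=FL$. Since $\mathbb F/(F\cap\mathbb F)$ is Galois, $\mathbb F$ and $F$ are linearly disjoint over $F\cap\mathbb F$, so $[F'\cap\mathbb F:F\cap\mathbb F]\le[F':F]<\infty$ and $F'\cap\mathbb F$ is finite. Hence $B(F')_{\mathrm{tor}}\subset B(F'\cap\mathbb F)$ is finite. The isogeny has finite kernel, so $A(F)_{\mathrm{tor}}\subset A(F')_{\mathrm{tor}}$ is finite.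
\end{proof}

For part (a), let $\pi$ be the $Q$-Frobenius endomorphism of $B$, with eigenvalues $b_1,\dots,b_n$ as in (W). For $\ell$ not dividing $p$ or the degree of the isogeny we identify $A[\ell]$ with $B[\ell]$ as $G_L$-modules. An element $\tau\in G_L$ acts on $B(\mathbb F)$ through $\operatorname{Frob}_Q^{\delta_L(\tau)}$, and $\operatorname{Frob}_Q$ acts as $\pi$. So, with $\pi_\ell$ the action of $\pi$ on $V_\ell$,
\begin{equation}\label{eq:pi}
\rho_\ell(\tau)=\pi_\ell^{\delta_L(\tau)}\qquad(\tau\in G_L).
\end{equation}
All the $\rho_\ell(\tau)$ depend on one random variable, so there is no independence in $\ell$ to exploit. The idea is easiest to see for $\sigma\in G_L$. Then $\rho_\ell(\sigma)=\pi_\ell^m$ with $m$ uniform in $\widehat{\mathbb Z}$, and we want $b^m\equiv1$ modulo a place $\mathfrak l$ above $\ell$, where $b=b_1$. Almost surely infinitely many primes $w$ divide $m$, and then every $\mathfrak l$ dividing $1-b^w$ works. If only finitely many $\mathfrak l$ divided these numbers, the pairs $(b^w,1-b^w)$ would contradict the following theorem of Siegel, Mahler and Lang.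
\begin{itemize}
\item[(U)] Let $M$ be a number field and $\mathcal T$ a finite set of places of $M$ containing the infinite ones. Then $x+y=1$ has only finitely many solutions in $\mathcal T$-units $x,y$, that is, elements of $M^\times$ that are units at all places outside $\mathcal T$.
\end{itemize}
For $\sigma$ in a nontrivial coset of $G_L$ we represent the coset by a Frobenius element, because its eigenvalues are algebraic numbers that do not depend on $\ell$. The condition becomes $b^ma\equiv1$, and roots of unity have to be tracked.

\begin{proof}[Proof of part (a)]
Replacing $L$ by $L\mathbb F_{Q^k}$, which is again Galois over $K$ with constant field $\mathbb F_{Q^k}$, replaces $b_j$ by $b_j^k$. So we may assume that $b_i/b_j$ is a root of unity only if $b_i=b_j$. It suffices to treat the $\sigma$ with a given image $\kappa\in\operatorname{Gal}(L/K)$.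

\emph{A joint eigenvalue.} Choose a model $X$ for $(A,L)$ and, by (Ch), a Frobenius element $F_x$ mapping to $\kappa$. Let $a$ be one of its eigenvalues and put $f_\ell=\rho_\ell(F_x)$. If $r$ is the order of $\kappa$, then $m_0=\delta_L(F_x^r)$ is a positive integer and $f_\ell^r=\pi_\ell^{m_0}$ by \eqref{eq:pi}. For $\tau\in G_L$ with $\delta_L(\tau)=1$ we have $\delta_L(F_x\tau F_x^{-1})=1$, because $\operatorname{Gal}(\mathbb F/\mathbb F_p)$ is abelian; so $f_\ell$ commutes with $\pi_\ell$. Let $M$ be a number field containing the eigenvalues of $F_x$ and the $b_j$. Let $\mathcal T_0$ be the finite set of places of $M$ that are infinite, lie above $p$ or a prime factor of the degree of the isogeny, or divide one of those numbers $a^r-b_j^{m_0}$ that are nonzero. Let $\mathfrak l\notin\mathcal T_0$ lie above $\ell$, with residue field $k(\mathfrak l)$, and denote reduction by a bar. The $\bar a$-eigenspace of $f_\ell$ in $V_\ell\otimes k(\mathfrak l)$ is nonzero and stable under $\pi_\ell$, so it contains an eigenvector of $\pi_\ell$, with eigenvalue $\bar b_j$ for some $j$. Then $\bar a^r=\bar b_j^{m_0}$, and therefore $a^r=b_j^{m_0}$ since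 $\mathfrak l\notin\mathcal T_0$. This equation determines the number $b=b_j$ independently of $\mathfrak l$, since two solutions differ by a root of unity. So for every $\mathfrak l\notin\mathcal T_0$ there is a vector on which $f_\ell$ acts by $\bar a$ and $\pi_\ell$ by $\bar b$.

Write $\sigma=\tau F_x$ with $\tau$ uniform in $G_L$. Then $m=\delta_L(\tau)$ is uniform in $\widehat{\mathbb Z}$, and $\rho_\ell(\sigma)=\pi_\ell^mf_\ell$ has the eigenvalue $\bar b^m\bar a$. If this is $1$, then $\det(\rho_\ell(\sigma)-1)=0$ and $A(\tilde K(\sigma))[\ell]\neq0$. It remains to show that almost surely $\bar b^m\bar a=1$ for infinitely many $\mathfrak l\notin\mathcal T_0$.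

\emph{Reduction to one generator.} The subgroup $\langle a,b\rangle$ of $M^\times$ has rank $1$, since $a^r=b^{m_0}$ and $|b|=Q^{1/2}\neq1$. Let $h$ be the order of its torsion subgroup and let $\beta$ generate it modulo torsion; $\beta$ is a unit outside $\mathcal T_0$ and not a root of unity. Write $b=\varepsilon_1\beta^u$ and $a=\varepsilon_2\beta^v$ with $\varepsilon_i^h=1$ and $u\neq0$. Put $\theta=um+v\in\widehat{\mathbb Z}$ and $\varepsilon=\varepsilon_1^m\varepsilon_2$, so that $\varepsilon^h=1$ and $\bar b^m\bar a=\bar\varepsilon\,\bar\beta^\theta$. Fix $m$ for which the conclusions of Lemma~\ref{lem:zhat}(i) hold.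

\emph{Producing places.} Let $s=\prod_{w'\mid h}w'^{\,v_{w'}(\theta)}$, a positive integer, the product being over the primes $w'$ dividing $h$. For each of the infinitely many primes $w\nmid h$ dividing $\theta$ write $\theta=ws\theta_w$ with $\theta_w\in\widehat{\mathbb Z}$. The components of $\theta_w$ at the primes dividing $h$ are units, so there is an integer $c_w$ with $c_w\theta_w\equiv1\pmod h$. Put $\eta_w=\varepsilon^{c_w}\beta^{ws}$. If $\mathfrak l\notin\mathcal T_0$ divides $1-\eta_w$, then $\bar\beta^{ws}=\bar\varepsilon^{\,-c_w}$. Raising to the power $\theta_w$ gives $\bar\beta^\theta=\bar\varepsilon^{\,-1}$, that is, $\bar b^m\bar a=1$. Since $\beta$ is not a root of unity, the $\eta_w$ are pairwise distinct and different from $1$. They are units outside $\mathcal T_0$, so the $1-\eta_w$ are integral outside $\mathcal T_0$. If only finitely many $\mathfrak l\notin\mathcal T_0$ divided some $1-\eta_w$, we could add them to $\mathcal T_0$ to obtain a finite set $\mathcal T$ and infinitely many solutions $(\eta_w,1-\eta_w)$ of the $\mathcal T$-unit equation, contradicting (U). Infinitely many places lie above infinitely many primes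 $\ell$.
\end{proof}

\section{The structure of the groups $G_\ell$}\label{sec:structure}

We now turn to the case where $\rho_\ell(G_{K\mathbb F})$ is large. We do not determine $G_\ell$. What Example~\ref{ex:standard} used was a normal subgroup $\Gamma_\ell$ that comes from an algebraic group, so that points can be counted; a description of the cosets of $\Gamma_\ell$; and the independence of the $\Gamma_\ell$. This section provides all three. In it $A\neq0$ is any abelian variety over $K$; only Corollary~\ref{cor:nofixed} requires $A$ to be isotrivial-free.

\subsection{Tools from group theory}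

For $\ell\ge n$ and a unipotent $x\in GL_n(\mathbb F_\ell)$ the truncated series $\log x=-\sum_{i=1}^{n-1}(1-x)^i/i$ and $x^t=\exp(t\log x)=\sum_{i=0}^{n-1}t^i(\log x)^i/i!$ make sense, $t\mapsto x^t$ is a homomorphism $\mathbb G_a\to GL_n$ over $\mathbb F_\ell$, and $x^1=x$. For a finite group $G$ let $G^+$ be the subgroup generated by the elements of order $\ell$.
\begin{itemize}
\item[(Z)] $V_\ell$ is a semisimple $G_K$-module for all large $\ell$. This is due to Zarhin for $p>2$ and to Mori for $p=2$; see \cite[Ch.~XII]{MoretBailly} and \cite{Zarhin}.
\item[(N1)] (Nori \cite{Nori}.) Let $\ell>c(n)$ and $G\le GL_n(\mathbb F_\ell)$. Let $\tilde G\subset GL_n$ be the algebraic $\mathbb F_\ell$-group generated by the one-parameter groups $\{x^t\}$, where $x\in G$ and $x^\ell=1$. Then $G^+=\tilde G(\mathbb F_\ell)^+$.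
\item[(N2)] (\cite{Nori}.) $(\ell-1)^{\dim H}\le|H(\mathbb F_\ell)|\le(\ell+1)^{\dim H}$ for a connected linear algebraic group $H$ over $\mathbb F_\ell$.
\item[(St1)] (\cite[7.5]{Steinberg}.) A semisimple automorphism of a connected linear algebraic group, such as conjugation by a semisimple element of an ambient $GL_n$, stabilizes a Borel subgroup and a maximal torus of it.
\item[(St2)] (\cite[15.1]{Steinberg}.) A connected reductive group $H$ over $\mathbb F_\ell$ has exactly $\ell^{\dim H-\operatorname{rank}H}$ unipotent $\mathbb F_\ell$-points.
\item[(St3)] (\cite{Steinberg}.) If $H$ is simply connected semisimple over $\mathbb F_\ell$, then $H(\mathbb F_\ell)$ is generated by unipotent elements. For $\ell\ge5$ it is a product of quasi-simple groups, that is, perfect groups that are simple modulo their centers. The simple groups that arise in this way form the class $\Sigma_\ell$ of simple groups of Lie type in characteristic $\ell$; their orders are divisible by $\ell$.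
\item[(St4)] (Steinberg; \cite[Thm.~2.1]{PrasadYu}.) The identity component of the fixed group of an automorphism of finite order prime to $\ell$ of a reductive group is reductive.
\item[(S)] (Artin; see \cite{Serre}.) $\Sigma_\ell\cap\Sigma_{\ell'}=\emptyset$ for distinct primes $\ell,\ell'\ge5$.
\item[(J)] (Jordan.) A subgroup of $GL_n(\overline{\mathbb F}_\ell)$ of finite order prime to $\ell$ has an abelian normal subgroup of index at most $J(n)$.
\end{itemize}

\subsection{The groups $\Gamma_\ell$, $N$ and $C_\ell$}

Let $\ell$ be large; in particular $\ell>\max(c(n),2n^2,p)$, so $\ell\ge5$, and (Z) holds. Put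
\[
\Gamma_\ell=G_\ell^+,\qquad N=N_\ell=\tilde G_\ell,\qquad d=\dim N\le n^2,\qquad C_\ell=C_{G_\ell}(N).
\]
Conjugation by $G_\ell$ permutes the elements of order $\ell$, so $G_\ell$ normalizes $N$, and $\Gamma_\ell$ and $C_\ell$ are normal in $G_\ell$.

\begin{lemma}\label{lem:semisimple}
The group $N$ is connected and semisimple, and $\overline V_\ell^{\,N}=\overline V_\ell^{\,\Gamma_\ell}$.
\end{lemma}

\begin{proof}
For $x\in G_\ell$ with $x^\ell=1$, $\log x$ is a polynomial in $x-1$ without constant term, $x^t-1$ is a polynomial in $\log x$ without constant term, and $x=x^1$. So $x$ and the group $\{x^t\}$ have the same invariant subspaces and the same fixed vectors in $\overline V_\ell$, and hence so do $\Gamma_\ell$ and $N$. By (Z) and Clifford's theorem $V_\ell$ is a semisimple module for the normal subgroup $\Gamma_\ell$, and it stays semisimple over $\overline{\mathbb F}_\ell$ because $\mathbb F_\ell$ is perfect. So $\overline V_\ell$ is a faithful semisimple $N$-module. The unipotent radical of $N$ acts trivially on each simple summand, hence is trivial. Thus $N$ is reductive, and connected because it is generated by connected subgroups.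 The torus $N/[N,N]$ is generated by images of $\mathbb G_a$, which are trivial, so $N=[N,N]$ is semisimple.
\end{proof}

\begin{lemma}\label{lem:gamma}
\begin{itemize}
\item[(i)] $|Z(N)|\le2^n$, and $|Z(N)|$ is prime to $\ell$.
\item[(ii)] $\Gamma_\ell=N(\mathbb F_\ell)^+$ is normal of index at most $2^n$ in $N(\mathbb F_\ell)$, and $|\Gamma_\ell|\ge2^{-n}(\ell-1)^d$.
\item[(iii)] $\Gamma_\ell$ is perfect, and its nonabelian composition factors lie in $\Sigma_\ell$.
\item[(iv)] All $\ell$-elements of $G_\ell$ lie in $\Gamma_\ell$. The prime-to-$\ell$ part of $g\in G_\ell$ lies in the coset $\Gamma_\ell g$.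
\item[(v)] $Z_\ell=C_\ell\cap\Gamma_\ell$ is central in $C_\ell$ of order at most $2^n$, and $|C_\ell|$ is prime to $\ell$.
\item[(vi)] $[G_\ell:\Gamma_\ell C_\ell]\le c_1:=n!\,4^n\,2^{n^2}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $N_{sc}\to N$ be the simply connected cover, a central isogeny over $\mathbb F_\ell$. The center of a simply connected simple group of rank $r$ has order $r+1$ in type $A_r$, $2$ in types $B_r,C_r,E_7$, $4$ in type $D_r$, $3$ in type $E_6$, and $1$ otherwise. Each of these numbers is at most $2^r$ and has no prime factor exceeding $r+1$. The rank of $N\subset SL_n$ is less than $n$, and $\ell>n$. So the center of $N_{sc}$ is \'etale of order at most $2^n$ and prime to $\ell$, and $Z(N)$ is its image.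

(ii), (iii) Let $Z'=\ker(N_{sc}\to N)$. As $Z'$ is central, there is an exact sequence of groups $N_{sc}(\mathbb F_\ell)\to N(\mathbb F_\ell)\to H^1(\mathbb F_\ell,Z')$, and $H^1(\mathbb F_\ell,Z')$, the group of coinvariants of Frobenius on $Z'$, has order at most $2^n$ and prime to $\ell$. So every element of order $\ell$ of $N(\mathbb F_\ell)$ lies in the image of $N_{sc}(\mathbb F_\ell)$. Conversely, by (St3) this image is generated by unipotent elements of $GL_n(\mathbb F_\ell)$, which have order $1$ or $\ell$. Hence the image is $N(\mathbb F_\ell)^+$, which is $\Gamma_\ell$ by (N1). The bounds follow with (N2), and (iii) follows from (St3).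

(iv) An $\ell$-element has order $1$ or $\ell$. If $g=g'u$ with $u$ the $\ell$-part, then $u\in G_\ell$, so $u\in\Gamma_\ell$ and $g'=u^{-1}g$.

(v) An element of $Z_\ell$ lies in $N$ and centralizes $N$, so $Z_\ell\subset Z(N)$; and $C_\ell$ centralizes $Z_\ell\subset N$. An $\ell$-element of $C_\ell$ lies in $Z_\ell$ by (iv), hence is trivial by (i).

(vi) Conjugation embeds $G_\ell/C_\ell$ into the group $\mathcal A$ of automorphisms of $N$ defined over $\mathbb F_\ell$. Those that are inner over $\overline{\mathbb F}_\ell$ form the subgroup $N^{ad}(\mathbb F_\ell)$, where $N^{ad}=N/Z(N)$. Automorphisms modulo inner automorphisms act faithfully on the fewer than $n$ nodes of the Dynkin diagram, so $|\mathcal A|\le n!\,(\ell+1)^d$ by (N2). The image of $\Gamma_\ell$ has order $|\Gamma_\ell|/|Z_\ell|\ge4^{-n}(\ell-1)^d$. Finally $(\ell+1)/(\ell-1)\le2$.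
\end{proof}

To count points with (B2) uniformly in $\ell$, we need to bound the degree of $N$ in the affine space $\mathbb A^{n^2}$ of matrices. Note that $N$ is closed there, being closed in $SL_n$.

\begin{lemma}\label{lem:degree}
$\deg N\le D_0:=n^{3n^2}$.
\end{lemma}

\begin{proof}
We first parametrize $N$ by polynomials of bounded degree. For unipotent $x_1,\dots,x_m\in G_\ell$ let $Y\subset N$ be the closure of the image of $\phi\colon\mathbb A^m\to N$, $(t_i)\mapsto x_1^{t_1}\cdots x_m^{t_m}$. It is irreducible and contains $1$. If for some unipotent $x\in G_\ell$ the closure of $Y\cdot\{x^t\}$ is larger than $Y$, it has larger dimension, and we append $x$ to the list. Starting from the empty list, this stops after at most $d$ steps. Then the closed subgroup $\{g\in N:Yg=Y\}$ contains all $x^t$, so it is $N$, and $Y=N$. Thus $\phi$ is dominant with $m\le d$, which forces $m=d$. The entries of $\phi$ are polynomials of degree at most $d(n-1)\le n^3$.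

Let $N'\subset N$ be a dense open subset contained in the image of $\phi$. The intersection of $N$ with $d$ general affine hyperplanes consists of $\deg N$ points and misses $N\setminus N'$, which has dimension less than $d$. The preimages of these points under $\phi$ are nonempty, disjoint and closed, and their union is the common zero set in $\mathbb A^d$ of $d$ polynomials of degree at most $n^3$. By (B1) this set has at most $n^{3d}$ irreducible components, and each preimage contains at least one.
\end{proof}

\subsection{The geometric Galois group maps into $\Gamma_\ell$}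

By Lemma~\ref{lem:gamma} and (J), the quotient $G_\ell/\Gamma_\ell$ is abelian up to bounded index, but its order may grow with $\ell$. We show that the growth comes from the constants alone. The point is that the map to $G_\ell/\Gamma_\ell$ is unramified on a smooth projective model that does not depend on $\ell$, and that abelian unramified covers of such a model come from constant field extensions up to a finite group. We use the following results.
\begin{itemize}
\item[(G1)] (Raynaud, Grothendieck \cite{SGA7}.) If all points of $A[r]$ are rational over $K'$ for some $r\ge3$ prime to $p$, then $A$ is semistable at every discrete valuation of $K'$, and for $\ell\neq p$ every element $g$ of an inertia group acts on $T_\ell A$ with $(g-1)^2=0$.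
\item[(G2)] (de Jong.) For an integral projective scheme $Y$ over a perfect field there is a regular integral projective scheme $X'$ with a surjective, generically finite and generically \'etale morphism $X'\to Y$.
\item[(G3)] (Zariski--Nagata purity.) A finite separable extension of the function field of a regular integral scheme $X'$ of finite type over a field that is unramified at all points of codimension $1$ is unramified over $X'$.
\item[(G4)] (\cite[X 2.9]{SGA1}.) The fundamental group of a smooth projective variety over an algebraically closed field is topologically finitely generated.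
\item[(G5)] (Katz--Lang \cite{KatzLang}.) For $X''$ smooth, proper and geometrically connected over a finite field $k''$, the kernel of $\pi_1(X'')^{ab}\to G_{k''}$ is finite.
\end{itemize}

\begin{lemma}\label{lem:geometric}
There is a finite Galois extension $L_1/K$ such that $\rho_\ell(G_{L_1\mathbb F})\subset\Gamma_\ell$ for all large $\ell$.
\end{lemma}

\begin{proof}
\emph{Step 1: removing ramification.} Fix $r\ge3$ prime to $p$ and let $K_1=K(A[r])$. Let $Y$ be an integral projective $\mathbb F_p$-scheme with function field $K_1$, and let $X'\to Y$ be as in (G2). The function field $K'$ of $X'$ is finite and separable over $K_1$, and we embed it into $K^{\mathrm{sep}}$. Let $k'$ be its constant field. Then $X'$ is smooth, projective and geometrically connected over $k'$. By (G1) an inertia element at a point of codimension $1$ of $X'$ acts on $V_\ell$ by a unipotent element, which lies in $\Gamma_\ell$. By (G3) the map $G_{K'}\to G_\ell/\Gamma_\ell$ factors through a homomorphism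
\[
\alpha_\ell\colon\pi_1(X')\to G_\ell/\Gamma_\ell .
\]
Let $\Pi'=\pi_1(X'\otimes_{k'}\mathbb F)$. It is the kernel of $\pi_1(X')\to G_{k'}$ and the image of $G_{K'\mathbb F}$.

\emph{Step 2: making the image abelian.} By (J) and Lemma~\ref{lem:gamma}(v) there is an abelian normal subgroup $J_\ell\subset C_\ell$ of index at most $J(n)$, and $J_\ell\Gamma_\ell/\Gamma_\ell$ has index at most $c_1J(n)$ in $G_\ell/\Gamma_\ell$. By (G4), $\Pi'$ has only finitely many open subgroups of index at most $c_1J(n)$. Their intersection $\Pi''$ is open in $\Pi'$, independent of $\ell$, stable under all continuous automorphisms of $\Pi'$ and hence normal in $\pi_1(X')$, and $\alpha_\ell(\Pi'')\subset J_\ell\Gamma_\ell/\Gamma_\ell$.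

\emph{Step 3: a bounded power of Frobenius centralizes the image.} Fix $\varphi\in G_{K'}$ restricting to the Frobenius automorphism of $\mathbb F/k'$, and denote its image in $\pi_1(X')$ by $\varphi$ too. To use the representation $\overline V_\ell$ we lift $\alpha_\ell(\Pi'')$ to $C_\ell$: let $D_\ell=\{c\in C_\ell:\ c\Gamma_\ell\in\alpha_\ell(\Pi'')\}$. It maps onto $\alpha_\ell(\Pi'')$, because $J_\ell\subset C_\ell$. If $c=j\gamma\in C_\ell$ with $j\in J_\ell$ and $\gamma\in\Gamma_\ell$, then $\gamma\in Z_\ell$; so $D_\ell\subset J_\ell Z_\ell$, which is abelian of order prime to $\ell$. Hence $\overline V_\ell$ is the direct sum of the eigenspaces of at most $n$ characters of $D_\ell$, and these characters separate the elements of $D_\ell$. The element $y=\rho_\ell(\varphi)$ normalizes $C_\ell$, and its class normalizes $\alpha_\ell(\Pi'')$, so $y$ normalizes $D_\ell$ and permutes these characters. Then $y^{n!}$ fixes each of them, so it centralizes $D_\ell$. Therefore $\alpha_\ell(\varphi^{n!})$ centralizes the abelian group $\alpha_\ell(\Pi'')$.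

\emph{Step 4: the theorem of Katz and Lang.} Let $H=\{\pi\varphi^{n!a}:\pi\in\Pi'',\,a\in\widehat{\mathbb Z}\}$. This is a closed subgroup of $\pi_1(X')$, independent of $\ell$, with $H\cap\Pi'=\Pi''$ and with image $G_{k''}$ in $G_{k'}$, where $[k'':k']=n!$. It has finite index, so it is open, and $H=\pi_1(X'')$ for a connected finite \'etale cover $X''\to X'$, which is smooth, projective and geometrically connected over $k''$. The image of $\Pi''=\ker(H\to G_{k''})$ in $H^{ab}$ is the kernel of $H^{ab}\to G_{k''}$, which is finite by (G5). So $\Pi'''=\ker(\Pi''\to H^{ab})$ is open in $\Pi''$. By Step 3 the group $\alpha_\ell(H)$ is abelian, so $\alpha_\ell|_H$ factors through $H^{ab}$ and $\alpha_\ell(\Pi''')=1$ for all large $\ell$.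

The preimage of $\Pi'''$ in $G_{K'\mathbb F}$ is an open subgroup of $G_{K\mathbb F}$ that $\rho_\ell$ maps into $\Gamma_\ell$ for all large $\ell$. It contains $G_{L_1}\cap G_{K\mathbb F}=G_{L_1\mathbb F}$ for some finite Galois extension $L_1/K$.
\end{proof}

\begin{corollary}\label{cor:nofixed}
If $A\ne0$ is isotrivial-free, then $\overline V_\ell^{\,N}=0$ and in particular $N\neq1$ for all large $\ell$.
\end{corollary}

\begin{proof}
By Lemmas~\ref{lem:semisimple}, \ref{lem:geometric} and \ref{lem:LN}, $\overline V_\ell^{\,N}=V_\ell^{\Gamma_\ell}\otimes\overline{\mathbb F}_\ell\subset A(L_1\mathbb F)[\ell]\otimes\overline{\mathbb F}_\ell=0$.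
\end{proof}

\subsection{A central element describes the cosets}

On $G_{L_1}$ the class of $\rho_\ell(\tau)$ modulo $\Gamma_\ell$ now depends only on $\delta_{L_1}(\tau)$. After a constant extension of bounded degree it is a power of a central element $z_\ell$, which plays the role of the scalar $\lambda$ in Example~\ref{ex:sym}. Comparing determinants with a Frobenius element shows that the eigenvalues of $z_\ell$ come from characteristic zero.

\begin{lemma}\label{lem:central}
\begin{itemize}
\item[(i)] There are a finite Galois extension $L/K$ and, for all large $\ell$, an element $z_\ell\in C_\ell$ that is central in $G_\ell$, has order prime to $\ell$, and satisfies $\rho_\ell(\tau)\in\Gamma_\ell z_\ell^{\delta_L(\tau)}$ for all $\tau\in G_L$.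
\item[(ii)] There is a finite set $\Lambda$ of algebraic integers that are units away from $p$, such that for every number field $M\supset\Lambda$, every large $\ell$ and every place $\mathfrak l\mid\ell$ of $M$, all eigenvalues of $z_\ell$ are reductions modulo $\mathfrak l$ of elements of $\Lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\varphi\in G_{L_1}$ with $\delta_{L_1}(\varphi)=1$. By Lemma~\ref{lem:gamma}(vi), $\rho_\ell(\varphi)^{c_1!}=\gamma z'$ with $\gamma\in\Gamma_\ell$ and $z'\in C_\ell$. For $\tau\in G_K$ the commutator $\tau\varphi\tau^{-1}\varphi^{-1}$ lies in $G_{L_1}$ and acts trivially on $\mathbb F$, so it lies in $G_{L_1\mathbb F}$. By Lemma~\ref{lem:geometric} the class of $\rho_\ell(\varphi)$, and hence that of $z'$, is central in $G_\ell/\Gamma_\ell$. So for $y\in G_\ell$ the element $\zeta=yz'y^{-1}z'^{-1}$ lies in $\Gamma_\ell\cap C_\ell=Z_\ell$. It commutes with $z'$ and satisfies $\zeta^{(2^n)!}=1$. Raising $yz'y^{-1}=\zeta z'$ to the power $(2^n)!$ shows that $z_\ell=z'^{\,(2^n)!}$ is central in $G_\ell$. Its order is prime to $\ell$ by Lemma~\ref{lem:gamma}(v). With $R=c_1!\,(2^n)!$ we have $\rho_\ell(\varphi^R)=\gamma^{(2^n)!}z_\ell$,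 since $\gamma$ and $z'$ commute. Let $\mathbb F_{Q_1}$ be the constant field of $L_1$ and $L=L_1\mathbb F_{Q_1^R}$, which is Galois over $K$. For $\tau\in G_L$ with $\delta_L(\tau)=m$ we have $\delta_{L_1}(\tau)=Rm$, so $\tau\varphi^{-Rm}\in G_{L_1\mathbb F}$ and $\rho_\ell(\tau)\in\Gamma_\ell\rho_\ell(\varphi^R)^m=\Gamma_\ell z_\ell^m$.

(ii) Choose a model $X$ for $(A,L)$, a Frobenius element $F_x$ at any closed point, and put $F_0=F_x^{[L:K]}\in G_L$ and $d_0=\delta_L(F_0)\in\mathbb Z_{>0}$. Let $a_1,\dots,a_n$ be the eigenvalues of $F_0$, the $[L:K]$-th powers of those of $F_x$. Let $\Lambda$ be the set of all roots of all polynomials $T^{d_0j}-a_I$, where $I\subset\{1,\dots,n\}$ has $j\ge1$ elements and $a_I=\prod_{i\in I}a_i$. A field $M\supset\Lambda$ contains all $a_i$ (take $j=1$), and the eigenvalues of $\rho_\ell(F_0)$ are the $\bar a_i$. Let $\lambda$ be an eigenvalue of $z_\ell$ with eigenspace $W\subset\overline V_\ell$ of dimension $j$. As $z_\ell$ is central, $W$ is stable under $G_\ell$, and the perfect group $\Gamma_\ell$ has determinant $1$ on $W$. From $\rho_\ell(F_0)\in\Gamma_\ell z_\ell^{d_0}$ we get $\lambda^{d_0j}=\det(\rho_\ell(F_0)|W)=\bar a_I$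 for some $I$ with $j$ elements. The polynomial $T^{d_0j}-a_I$ is a product of linear factors $T-\beta$ with $\beta\in\Lambda$, so its root $\lambda$ modulo $\mathfrak l$ is some $\bar\beta$.
\end{proof}

\subsection{Independence}

\begin{lemma}\label{lem:independence}
Let $L$ be as in Lemma~\ref{lem:central}. There is $\ell_1$ such that, with $\rho=(\rho_\ell)_{\ell\ge\ell_1}$ and $\Pi=\prod_{\ell\ge\ell_1}\Gamma_\ell$, one has $\Pi\subset\rho(G_{L\mathbb F})$. In particular $\Gamma_\ell\subset\rho_\ell(G_{L\mathbb F})$ for $\ell\ge\ell_1$.
\end{lemma}

\begin{proof}
Put $c'=\max(c_1,J(n))$. The nonabelian composition factors of $G_\ell/\Gamma_\ell$ have order at most $c'$: the quotient $G_\ell/\Gamma_\ell C_\ell$ has order at most $c_1$, and $\Gamma_\ell C_\ell/\Gamma_\ell$ is a quotient of $C_\ell$, which has an abelian normal subgroup of index at most $J(n)$. Let $\ell_1>\max(c',[L:K])$ be large.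

For a finite set $I$ of primes $\ge\ell_1$ let $\mathcal G_I$ be the image of $G_K$ in $\prod_{\ell\in I}G_\ell$. Fix $\ell\in I$, put $I'=I\setminus\{\ell\}$, and let $R_\ell=\ker(\mathcal G_I\to\mathcal G_{I'})$, viewed as a subgroup of $G_\ell$. It is normal in $G_\ell$ because $\mathcal G_I$ maps onto $G_\ell$. Two consequences follow. First, by induction on $|I|$, every composition factor of $\mathcal G_I$ is a composition factor of some $G_{\ell'}$ with $\ell'\in I$. Second (Goursat's lemma), the map $\mathcal G_I\to G_\ell/R_\ell$ kills $R_\ell$, so $G_\ell/R_\ell$ is a quotient of $\mathcal G_{I'}$. Suppose $\Gamma_\ell\not\subset R_\ell$. Then $\Gamma_\ell/(\Gamma_\ell\cap R_\ell)$ is a nontrivial perfect normal subgroup of $G_\ell/R_\ell$. It has a nonabelian simple quotient $\mathcal E$, and $\mathcal E\in\Sigma_\ell$ by Lemma~\ref{lem:gamma}(iii). Now $\mathcal E$ is a composition factor of $G_{\ell'}$ for some $\ell'\in I'$, so either $\mathcal E\in\Sigma_{\ell'}$, contradicting (S), or $|\mathcal E|\le c'<\ell$, contradicting $\ell\mid|\mathcal E|$. Hence $\mathcal G_I\supset\prod_{\ell\in I}\Gamma_\ell$ for all $I$, and $\Pi\subset\rho(G_K)$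 because $\rho(G_K)$ is closed.

View each $\Gamma_\ell$ as a subgroup of $\Pi$. The group $\rho(G_K)/\rho(G_L)$ has order at most $[L:K]<\ell$, so elements of order $\ell$ die in it and $\Gamma_\ell\subset\rho(G_L)$. The group $\rho(G_L)/\rho(G_{L\mathbb F})$ is abelian and $\Gamma_\ell$ is perfect, so $\Gamma_\ell\subset\rho(G_{L\mathbb F})$. The $\Gamma_\ell$ generate a dense subgroup of $\Pi$, and $\rho(G_{L\mathbb F})$ is closed.
\end{proof}

\section{Cosets of a semisimple group}\label{sec:cosets}

This section and most of the next are pure group theory. Let $V$ be a vector space of dimension $n$ over $\overline{\mathbb F}_\ell$ with $\ell>2n^2$, let $N\subset GL(V)$ be a connected semisimple group, $N\ne1$, of dimension $d$, and let $y\in GL(V)$ have finite order prime to $\ell$ and normalize $N$. For $y=1$ a generic element of $N$ is conjugate into a maximal torus. We need the analogue for the coset $Ny$. An example to keep in mind is $N=H\times H$ acting on $W\oplus W$, with $y$ exchanging the summands.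

By (St1) there are a Borel subgroup $B$ and a maximal torus $T\subset B$ stable under conjugation by $y$. Let $U$ be the unipotent radical of $B$, let $X(T)$ and $X_*(T)$ be the lattices of characters and cocharacters, and let $\mathfrak n=\operatorname{Lie}N=\mathfrak t\oplus\bigoplus_\alpha\mathfrak n_\alpha$ be the root decomposition, with $\dim\mathfrak n_\alpha=1$ and root subgroups $U_\alpha$. Conjugation by an element $g$ normalizing $N$ acts on $\mathfrak n$ by $\operatorname{Ad}(g)$. Put
\[
S=(T^y)^0,\qquad\xi=\sum_{\alpha>0}\alpha^\vee\in X_*(T).
\]
In the example, $S$ is the diagonal copy of a maximal torus of $H$. Recall that $\langle\alpha,\xi\rangle=2\operatorname{ht}(\alpha)$, where the height $\operatorname{ht}(\alpha)\neq0$ is the sum of the coefficients of $\alpha$ in the simple roots. Recall also that for a torus $S'$ in a linear algebraic group $Q$ one has $\operatorname{Lie}C_Q(S')=(\operatorname{Lie}Q)^{S'}$, and that $C_Q(S')$ is connected if $Q$ is.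

\begin{lemma}\label{lem:S}
\begin{itemize}
\item[(i)] $\xi\in X_*(S)$; every root is nontrivial on $S$; $S\neq1$; and $C_N(S)=T$.
\item[(ii)] $\mathfrak t^y=\operatorname{Lie}S$.
\item[(iii)] Two roots have the same restriction to $S$ if and only if they lie in one $y$-orbit.
\item[(iv)] The joint eigenspaces of $S$ and $\operatorname{Ad}(y)$ in $\bigoplus_\alpha\mathfrak n_\alpha$ are lines.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $y$ stabilizes $B$ and $T$, it permutes the positive coroots and fixes $\xi$. So the image of $\xi$ is a connected subgroup of $T^y$. As $\langle\alpha,\xi\rangle\neq0$, no root is trivial on $S$. Hence $\mathfrak n^S=\mathfrak t$, and the connected group $C_N(S)\supset T$ has the dimension of $T$.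

(ii) We have $X_*(S)=X_*(T)^y$ and $\mathfrak t=X_*(T)\otimes\overline{\mathbb F}_\ell$. The order $o$ of $y$ is prime to $\ell$, so the projector $o^{-1}\sum_{i<o}y^i$ is defined on $X_*(T)[1/o]$ and on $\mathfrak t$, and taking invariants commutes with $\otimes\overline{\mathbb F}_\ell$.

(iii) Roots in one orbit agree on $S$ because $y$ centralizes $S$. Conversely let $\alpha|_S=\beta|_S$, and let $k$ be the order of $y$ on $X(T)$. For $\eta\in X_*(T)$ the sum $\sum_{i<k}y^{-i}\eta$ lies in $X_*(S)$, so $\langle\sum_{i<k}y^i(\alpha-\beta),\eta\rangle=\langle\alpha-\beta,\sum_{i<k}y^{-i}\eta\rangle=0$. Thus $\Theta=\sum_{i<k}y^i\alpha=\sum_{i<k}y^i\beta$, and $\Theta\ne0$ because $\langle\Theta,\xi\rangle=k\langle\alpha,\xi\rangle$. The Weyl group and $y$ permute the roots, so they generate a finite group acting on $X(T)\otimes\mathbb R$; choose an invariant inner product. Then $(\Theta,\Theta)=\sum_i(\Theta,y^i\beta)=k(\Theta,\beta)$, so $\sum_i(y^i\alpha,\beta)=(\Theta,\beta)>0$ and $(y^i\alpha,\beta)>0$ for some $i$. In a reduced root system the difference of two distinct roots with positive inner product is a root. If $y^i\alpha\neq\beta$,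 then $\beta-y^i\alpha$ would be a root trivial on $S$, contradicting (i).

(iv) By (iii) a weight space of $S$ is the sum of the lines $\mathfrak n_{\beta}$ over one orbit, and $\operatorname{Ad}(y)$ permutes these lines cyclically. An eigenvector with given eigenvalue is therefore determined by its component in one of the lines.
\end{proof}

\begin{lemma}\label{lem:generic}
There is a dense open subset $\mathcal U\subset Ny$ each of whose elements is conjugate under $N$ to some $sy$ with $s\in S$ and $V^{sy}\subset V^S$.
\end{lemma}

\begin{proof}
The group $S$ and the element $y$ commute and are diagonalizable, so $V=\bigoplus V_{\chi,\mu}$, where $S$ acts on $V_{\chi,\mu}$ by the character $\chi$ and $y$ by the scalar $\mu$; likewise for $\bigoplus_\alpha\mathfrak n_\alpha$. Let $S^\circ\subset S$ be the set of $s$ with $\chi(s)\mu\neq1$ for all pairs $(\chi,\mu)$ with $\chi\ne1$ occurring in either space. It is open and dense. For $s\in S^\circ$ we have $V^{sy}=V_{1,1}\subset V^S$ and, by Lemma~\ref{lem:S}(i),(ii), $\mathfrak n^{sy}=\mathfrak t^y=\operatorname{Lie}S$. Consider $\Psi\colon N\times S^\circ\to Ny$, $(g,s')\mapsto gs'yg^{-1}$.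 For fixed $s\in S^\circ$,
\[
\Psi(g,s')\,(sy)^{-1}=g\cdot(s's^{-1})\cdot(sy)g^{-1}(sy)^{-1},
\]
whose differential at $(1,s)$ is $(X_1,X_2)\mapsto(1-\operatorname{Ad}(sy))X_1+X_2$ on $\mathfrak n\oplus\operatorname{Lie}S$. Since $\operatorname{Ad}(sy)$ is semisimple, $\mathfrak n$ is the sum of the image and the kernel of $1-\operatorname{Ad}(sy)$, and the kernel is $\operatorname{Lie}S$. So the differential is surjective, $\Psi$ is dominant, and its image contains a dense open subset.
\end{proof}

In characteristic $\ell$ a subgroup is not determined by its Lie algebra. The following substitute suffices.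

\begin{lemma}\label{lem:U}
Let $Q\subset N$ be a closed subgroup containing the image of $\xi$. If $\operatorname{Lie}U\subset\operatorname{Lie}Q$, then $U\subset Q$. The same holds for the unipotent radical $U^-$ of the opposite Borel subgroup $B^-\supset T$.
\end{lemma}

\begin{proof}
For a smooth affine group $Q$ and $\xi\colon\mathbb G_m\to Q$, let $U_Q(\xi)$ be the set of $g\in Q$ such that $t\mapsto\xi(t)g\xi(t)^{-1}$ extends to $\mathbb A^1$ with value $1$ at $0$. By \cite[Prop.~2.1.8]{CGP} it is a smooth connected subgroup whose Lie algebra is the sum of the positive weight spaces of $\xi$ in $\operatorname{Lie}Q$. For $N$ this sum is $\operatorname{Lie}U$, and $U_N(\xi)$ contains the $U_\alpha$ with $\alpha>0$, so $U_N(\xi)=U$. By hypothesis the sum for $Q$ is also $\operatorname{Lie}U$. So $U_Q(\xi)\subset U$ are connected groups of the same dimension, and $U=U_Q(\xi)\subset Q$. For $U^-$ use $-\xi$.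
\end{proof}

\section{Common fixed vectors: the upper bound}\label{sec:upper}

We keep $V$, $N$, $\ell$ as in Section~\ref{sec:cosets}.

\begin{proposition}\label{prop:codim}
Assume $V^N=0$. Let $e\ge2$ and let $y_1,\dots,y_e\in GL(V)$ have finite order prime to $\ell$ and normalize $N$. Then the closed set
\[
Z=\Bigl\{(x_i)\in\prod_{i=1}^eNy_i:\ \text{there is }v\neq0\text{ with }x_iv=v\text{ for all }i\Bigr\}
\]
has codimension at least $e$ in $\prod_iNy_i$.
\end{proposition}

The hypothesis $V^N=0$ is necessary: otherwise $Z=N^e$ for $y_i=1$. In Example~\ref{ex:sym} a generic $x_1$ fixed a single line. In general its fixed space has higher dimension, the stabilizers of the fixed vectors vary in a family, and adding up over this family could lose too many dimensions. The remedy is to pass to Lie algebras: these take only finitely many values, and each $x_j$ normalizes one of them. It remains to show that such a normalizer has codimension at least $2$. Codimension $1$ would give only $\ell^{-(e-1)}$, which is not summable for $e=2$. Subgroups of codimension $1$ do exist, for instance Borel subgroups of $SL_2$, so we first describe them.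

\begin{lemma}\label{lem:codim1}
A closed subgroup $H\subset N$ of codimension $1$ contains a Borel subgroup of $N$.
\end{lemma}

\begin{proof}
By Chevalley's theorem $H$ is the stabilizer of a point in the projective space of some representation of $N$. The orbit $\mathcal C$ of this point is an irreducible curve. If $\mathcal C$ is closed, a Borel subgroup has a fixed point on it by Borel's fixed point theorem, so a conjugate Borel subgroup lies in $H$. Suppose that $\mathcal C$ is not closed. Let $\tilde{\mathcal C}$ be the normalization of its closure; the action of $N$ lifts to $\tilde{\mathcal C}$. The points of $\tilde{\mathcal C}$ not above $\mathcal C$ form a finite nonempty $N$-stable set, so the connected group $N$ fixes one of them, say $c$. Then $N$ acts linearly on the discrete valuation ring $\mathcal O_c$ with maximal ideal $\mathfrak m$. Since $N$ is perfect, it acts trivially on the lines $\mathfrak m^i/\mathfrak m^{i+1}$. So it acts on $\mathcal O_c/\mathfrak m^i$ through a group of unitriangular matrices, which is solvable, hence trivially. As $\bigcap_i\mathfrak m^i=0$, it acts trivially on $\mathcal O_c$, on the function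 field, and on $\mathcal C$. This is absurd, since $\mathcal C$ is an orbit of dimension $1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:codim}]
The set $Z$ is closed, being defined by the vanishing of the $n\times n$ minors of the $en\times n$ matrix with blocks $x_i-1$. Let $\mathcal U_i\subset Ny_i$ be as in Lemma~\ref{lem:generic}. The tuples with $x_i\notin\mathcal U_i$ for all $i$ form a set of codimension at least $e$. By symmetry and the theorem on the dimension of fibers it suffices to show that for fixed $x\in\mathcal U_1$ the fiber
\[
Z_x=\{(x_2,\dots,x_e):(x,x_2,\dots,x_e)\in Z\}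
\]
has codimension at least $2(e-1)\ge e$ in $\prod_{j\ge2}Ny_j$. Simultaneous conjugation by an element of $N$ preserves each coset and $Z$. So we may assume $x=sy$ with $y=y_1$, with $B,T,S,\xi$ attached to $y$, with $s\in S$ and $V^x\subset V^S$.

\emph{Finitely many Lie algebras.} For $0\neq v\in V^x$ let $Q$ be the stabilizer of $v$ in $N$ and $\mathfrak q=\operatorname{Lie}Q$. Then $S\subset Q$ and $xQx^{-1}=Q$, so $\mathfrak q$ is stable under $\operatorname{Ad}(S)$ and $\operatorname{Ad}(y)=\operatorname{Ad}(s)^{-1}\operatorname{Ad}(x)$. Write $\mathfrak q=\mathfrak q^S\oplus\mathfrak q'$, where $\mathfrak q'\subset\bigoplus_\alpha\mathfrak n_\alpha$ is the sum of the nontrivial weight spaces of $S$. We have $\mathfrak q^S=\operatorname{Lie}C_Q(S)$ and $C_Q(S)=Q\cap T=\bigcap_\chi\ker\chi$, where $\chi$ runs over the weights of $T$ for which the component $v_\chi$ of $v$ is nonzero. This depends only on a subset of the finite set of weights of $V$. The space $\mathfrak q'$ is a sum of joint eigenspaces of $S$ and $\operatorname{Ad}(y)$ intersected with $\mathfrak q'$, so by Lemma~\ref{lem:S}(iv) it is a sum of some of finitely many lines.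 Hence $\mathfrak q$ ranges over a finite set as $v$ varies.

\emph{Reduction to normalizers.} Let $N_{\mathfrak q}=\{g\in N:\operatorname{Ad}(g)\mathfrak q=\mathfrak q\}$, a closed subgroup containing $Q$. If $x_jv=v$, then $x_jQx_j^{-1}=Q$ and $\operatorname{Ad}(x_j)\mathfrak q=\mathfrak q$. The set of elements of $Ny_j$ with the last property is empty or a single coset of $N_{\mathfrak q}$, depending only on $\mathfrak q$ and $j$. So $Z_x$ lies in a finite union of products of $e-1$ such cosets, and it suffices to prove that $N_{\mathfrak q}$ has codimension at least $2$ in $N$. Suppose it has codimension at most $1$.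

\emph{$N_{\mathfrak q}$ contains $B$ or $B^-$.} If $N_{\mathfrak q}\neq N$, then $P=N_{\mathfrak q}^0$ has codimension $1$, contains $S$, and contains a Borel subgroup by Lemma~\ref{lem:codim1}. A maximal torus of $P$ containing $S$ is then a maximal torus of $N$ contained in $C_N(S)=T$, so $T\subset P$. Now $\operatorname{Lie}P$ is a $T$-stable hyperplane containing $\mathfrak t$, so it contains all root spaces but one, and therefore $\operatorname{Lie}U$ or $\operatorname{Lie}U^-$. By Lemma~\ref{lem:U}, $P$ contains $B$ or $B^-$. The rest of the argument is unchanged if $B,U,\xi$ are replaced by $B^-,U^-,-\xi$ and positive roots by negative roots, so let $B\subset N_{\mathfrak q}$.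

\emph{$U$ fixes $v$.} Let $h=d\xi(1)\in\operatorname{Lie}S\subset\mathfrak q$. Since $\mathfrak q$ is stable under $\operatorname{Ad}(B)$, it is stable under $\operatorname{ad}(\operatorname{Lie}B)$. For $\alpha>0$ and $X_\alpha\in\mathfrak n_\alpha$ this gives $[X_\alpha,h]=-2\operatorname{ht}(\alpha)X_\alpha\in\mathfrak q$. A positive root is reached from a simple root by adding simple roots one at a time through positive roots, so its height is at most the number of positive roots, which is at most $n^2$. As $\ell>2n^2$, the integer $2\operatorname{ht}(\alpha)$ is nonzero in $\mathbb F_\ell$. So $\operatorname{Lie}U\subset\mathfrak q$, and $U\subset Q$ by Lemma~\ref{lem:U}.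

\emph{The weights of $v$ are dominant.} As $T$ normalizes $U$, the space $V^U$ is $T$-stable and contains the components $v_\chi\neq0$ of $v$. Fix such a $\chi$ and $\alpha>0$. Let $N_\alpha$ be the group generated by $T,U_\alpha,U_{-\alpha}$ and let $W$ be the span of $N_\alpha v_\chi$. The set $U_{-\alpha}TU_\alpha$ is dense in $N_\alpha$ and $TU_\alpha$ preserves the line through $v_\chi$, so $W$ is spanned by $U_{-\alpha}v_\chi$, and its weights have the form $\chi-i\alpha$ with $i\ge0$. The reflection $s_\alpha$ has a representative in $N_\alpha$, so $s_\alpha\chi=\chi-\langle\chi,\alpha^\vee\rangle\alpha$ is a weight of $W$. Hence $\langle\chi,\alpha^\vee\rangle\ge0$.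

\emph{Contradiction.} Since $v\in V^S$, each such $\chi$ is trivial on $S$, so $0=\langle\chi,\xi\rangle=\sum_{\alpha>0}\langle\chi,\alpha^\vee\rangle$. All terms are nonnegative, so all vanish, and $\chi=0$ because the coroots span $X_*(T)\otimes\mathbb Q$. Thus $v$ is fixed by $T$ and $U$, hence by $B$. The orbit map $N/B\to V$ goes from a complete connected variety to an affine one, so it is constant and $v\in V^N=0$.
\end{proof}

\begin{proposition}\label{prop:upper}
Let $A\neq0$ be isotrivial-free and $e\ge2$. There is $C=C(n,e)$ such that for all large $\ell$ and all $y_1,\dots,y_e\in G_\ell$, the proportion of $(g_i)\in\Gamma_\ell^e$ for which $g_1y_1,\dots,g_ey_e$ have a common nonzero fixed vector in $V_\ell$ is at most $C\ell^{-e}$.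
\end{proposition}

\begin{proof}
The proportion depends only on the cosets $\Gamma_\ell y_i$, so by Lemma~\ref{lem:gamma}(iv) we may take the $y_i$ of order prime to $\ell$. By Corollary~\ref{cor:nofixed}, Proposition~\ref{prop:codim} applies to $N=N_\ell$ and $\overline V_\ell$. So $Z'=\{(g_i)\in N^e:(g_iy_i)\in Z\}\subset\mathbb A^{en^2}$ has dimension at most $ed-e$. The variety $N^e$ is the intersection of the $e$ preimages of $N$ under the projections, and $Z'$ is cut out of it by $\binom{en}{n}$ minors of degree at most $n$. By (B1) and Lemma~\ref{lem:degree}, $\deg Z'\le C':=D_0^e\,n^{\binom{en}{n}}$. By (B2) and Lemma~\ref{lem:gamma}(ii) the proportion is at most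
\[
\frac{C'\ell^{ed-e}}{2^{-ne}(\ell-1)^{ed}}\le C'\,2^{ne}\,2^{en^2}\,\ell^{-e}.\qedhere
\]
\end{proof}

\section{Elements with eigenvalue $1$: the lower bound}\label{sec:lower}

Let $A\neq0$ be isotrivial-free, let $L$, $z_\ell$, $\Lambda$ be as in Lemma~\ref{lem:central}, and let $X$ be a model for $(A,L)$.

\begin{proposition}\label{prop:lower}
There is $c=c(n)>0$ and, for each $\kappa\in\operatorname{Gal}(L/K)$, a number field $M_\kappa$ with the following property. Let $\mathcal P_\kappa$ be the set of large primes that split completely in $M_\kappa$. For all $\ell\in\mathcal P_\kappa$ and all $\sigma\in G_K$ mapping to $\kappa$, the proportion of $g\in\Gamma_\ell$ such that $g\rho_\ell(\sigma)$ has a nonzero fixed vector in $V_\ell$ is at least $c/\ell$.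
\end{proposition}

An upper bound on the number of $\mathbb F_\ell$-points needs only a dimension and a degree. A lower bound needs rational points, and Example~\ref{ex:sym} shows that there may be none. We follow Example~\ref{ex:standard}: find a semisimple $f$ such that the coset is $\Gamma_\ell fz_\ell^m$ and such that $f$ centralizes a \emph{split} torus $S\subset N$, and move one eigenvalue to $1$ by an element of $S(\mathbb F_\ell)$. The torus given by (St1) has no reason to be defined over $\mathbb F_\ell$. It will be if $f$ is as regular as its coset allows, for then $S=C_N(f)^0$. To control $f$ for all $\ell$ at once we take it from one Frobenius element, and we measure regularity by the number of distinct eigenvalues, which can be compared in characteristic $0$ and $\ell$.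

\subsection{A regular Frobenius element and its torus}

Fix $\kappa$. Let $r_\kappa$ be the largest number of distinct eigenvalues of a Frobenius element $F_x$ mapping to $\kappa$, where $x$ ranges over all closed points of $X$; such elements exist by (Ch). Fix $F_x$ attaining the maximum. Let $f=f_\ell\in G_\ell$ be the prime-to-$\ell$ part of $\rho_\ell(F_x)$. It is semisimple, lies in $\Gamma_\ell\rho_\ell(F_x)$, and its eigenvalues are the reductions of those of $F_x$. For large $\ell$ distinct eigenvalues stay distinct, so $f$ has exactly $r_\kappa$ distinct eigenvalues.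

\begin{lemma}\label{lem:maxeig}
For large $\ell$, no element of $Nf$ has more than $r_\kappa$ distinct eigenvalues.
\end{lemma}

\begin{proof}
Let $g'$ be an invertible $n\times n$ matrix over $\overline{\mathbb F}_\ell$ with distinct eigenvalues $\mu_1,\dots,\mu_r$ of multiplicities $m_1,\dots,m_r$. Then $(\operatorname{tr}g'^{\,i+j})_{0\le i,j<n}={}^t\!W\operatorname{diag}(m_1,\dots,m_r)\,W$, where $W=(\mu_a^j)$ is an $r\times n$ Vandermonde matrix of rank $r$. Since $1\le m_a\le n<\ell$, the rank of this product is $r$.

Let $r'$ be the largest number of distinct eigenvalues of an element of $Nf$. Then some $r'\times r'$ minor of $(\operatorname{tr}(gf)^{i+j})$, a polynomial of degree at most $2n^2$ in the entries of $g$, does not vanish identically on the irreducible variety $N$. By (B1), (B2) and Lemma~\ref{lem:degree} it vanishes at no more than $2n^2D_0\ell^{d-1}$ points of $N(\mathbb F_\ell)$, which is less than $2^{-n}(\ell-1)^d\le|\Gamma_\ell|$ for large $\ell$. So there is $g\in\Gamma_\ell$ such that $gf$ has $r'$ distinct eigenvalues. Since $gf\in\Gamma_\ell\rho_\ell(F_x)$ and $\Gamma_\ell\subset\rho_\ell(G_L)$ by Lemma~\ref{lem:independence},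 we have $gf=\rho_\ell(\tau F_x)$ with $\tau\in G_L$. Apply (Ch) to the quotient $\operatorname{Gal}(L(A[\ell])/K)$ of $\pi_1(X)$: there is a Frobenius element $F_{x'}$ with the same restriction to $L(A[\ell])$ as $\tau F_x$. It maps to $\kappa$, and $\rho_\ell(F_{x'})=gf$. Its characteristic polynomial has $r'$ distinct roots modulo $\ell$, hence at least $r'$ distinct roots. So $r'\le r_\kappa$.
\end{proof}

Apply Section~\ref{sec:cosets} to $N=N_\ell$, $\overline V_\ell$ and $y=f$, and let $B\supset T\supset S=(T^f)^0\neq1$ be as there. Put $s_0=\dim S\geq1$, and let $V_\mu\subset\overline V_\ell$ be the eigenspace of $f$ for the eigenvalue $\mu$.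

\begin{lemma}\label{lem:torus}
Let $\ell$ be large. On each $V_\mu$ the torus $S$ acts by scalars through a character $\chi_\mu$, and $S=C_N(f)^0$ is defined over $\mathbb F_\ell$. Assume that all eigenvalues of $f$ lie in $\mathbb F_\ell$. Then $S$ is split. Moreover, with $S^+=S(\mathbb F_\ell)\cap\Gamma_\ell$ and $D=D_0!\,(2^n)!$, we have $|S^+|\ge2^{-n}(\ell-1)^{s_0}$, there is $\mu$ with $\chi_\mu\neq1$, and for every such $\mu$
\begin{equation}\label{eq:power}
(\mathbb F_\ell^\times)^D\subset\chi_\mu(S^+).
\end{equation}
\end{lemma}

\begin{proof}
Decompose $\overline V_\ell=\bigoplus V_{\chi,\mu}$ as in Lemma~\ref{lem:generic}. For two distinct pairs the equation $\chi(s)\mu=\chi'(s)\mu'$ defines a proper closed subset of $S$, so for generic $s$ the element $sf$ has as many distinct eigenvalues as there are pairs. By Lemma~\ref{lem:maxeig} there are at most $r_\kappa$ pairs. There are $r_\kappa$ values of $\mu$, so each $\mu$ occurs with exactly one $\chi=\chi_\mu$. The group $H=C_N(f)^0\supset S$ preserves each $V_\mu$, so it commutes with $S$. Hence $H\subset C_N(S)=T$ and $H\subset(T^f)^0=S$. As $N$ and $f$ are defined over $\mathbb F_\ell$,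 so is $H=S$.

If all $\mu$ lie in $\mathbb F_\ell$, the $V_\mu$ are defined over $\mathbb F_\ell$, and $S$ is a subtorus, defined over $\mathbb F_\ell$, of the split torus of elements acting by a scalar on each $V_\mu$. Its character group is a quotient of one with trivial Galois action, so $S$ is split and $|S(\mathbb F_\ell)|=(\ell-1)^{s_0}$. The quotient $S(\mathbb F_\ell)/S^+$ embeds in $N(\mathbb F_\ell)/\Gamma_\ell$, of order at most $2^n$. Some $\chi_\mu$ is nontrivial since $S\ne1$ acts faithfully.

Write $\chi_\mu=\chi_0^{a\ell^i}$ with $\chi_0$ a primitive character, $a\ge1$ and $\ell\nmid a$. There is an isomorphism $S\cong\mathbb G_m^{s_0}$ over $\mathbb F_\ell$ in which $\chi_0$ is the first coordinate. So $\ker\chi_\mu$ has $a$ irreducible components, and $\chi_\mu(S(\mathbb F_\ell))=(\mathbb F_\ell^\times)^a$ because $t^\ell=t$ on $\mathbb F_\ell$. We bound $a$ by a degree. The torus $S$ is an irreducible component of the intersection of $N$ with the linear subspace $\{g:gf=fg\}$, so $\deg S\le D_0$. If $v\in V_\mu$ and $\psi$ is a linear form with $\psi(v)=1$, then $\ker\chi_\mu=S\cap\{g:\psi(gv)=1\}$ is a hyperplane section. So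 $a\le D_0$ by (B1), and $a\mid D_0!$. Since $S^+$ contains all $(2^n)!$-th powers in $S(\mathbb F_\ell)$, we get $\chi_\mu(S^+)\supset(\mathbb F_\ell^\times)^{a(2^n)!}\supset(\mathbb F_\ell^\times)^D$.
\end{proof}

\subsection{Centralizers and conjugacy}

Put $k=n!$ and $c_2=(n!)^{n+1}$. For $t\in T$ write $f(t)=ftf^{-1}$. As $f$ permutes the fewer than $n$ simple roots, which span $X(T)\otimes\mathbb Q$, the power $f^k$ acts trivially on $T$. Let $\operatorname{Nm}(t)=\prod_{i<k}f^i(t)$. This is an endomorphism of $T$ with $\operatorname{Nm}(f(t))=\operatorname{Nm}(t)$; its image is connected and fixed by $f$, so it lies in $S$; and $\operatorname{Nm}(t)=t^k$ for $t\in T^f$. Note that $|T[k]|\le k^n$, that $N_N(S)\subset N_N(T)$ because $T=C_N(S)$, and that the Weyl group $N_N(T)/T$ has order at most $n!$ because it permutes faithfully the weights of $\overline V_\ell$, which span $X(T)\otimes\mathbb Q$.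

\begin{lemma}\label{lem:centralizers}
For $s\in S$ let $C_s=C_N(sf)$.
\begin{itemize}
\item[(i)] $C_s^0$ is reductive and $S$ is a maximal torus of it.
\item[(ii)] $[C_s:C_s^0]\le c_2$.
\item[(iii)] At most $c_2$ elements $s'\in S$ have $s'f$ conjugate to $sf$ under $N$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Every element of $S$ has finite order prime to $\ell$ and commutes with $f$, so $sf$ has finite order prime to $\ell$ and (St4) applies. The torus $S$ commutes with $s$ and $f$, so $S\subset C_s^0$. A torus $S'\supset S$ in $C_s^0$ lies in $C_N(S)=T$. It commutes with $s\in T$ and with $sf$, hence with $f$, so $S'\subset(T^f)^0=S$.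

(ii) For $a\in C_s$ the maximal tori $aSa^{-1}$ and $S$ of $C_s^0$ are conjugate in $C_s^0$, so $C_s=C_s^0\,(C_s\cap N_N(S))$ and $C_s/C_s^0$ is a quotient of $(C_s\cap N_N(S))/S$. The group $(C_s\cap N_N(S))/(C_s\cap T)$ embeds in the Weyl group, and $C_s\cap T=T^f$. For $t\in T^f$ we have $t^k=\operatorname{Nm}(t)\in S$; since $S$ is divisible, $t^k=s_1^k$ with $s_1\in S$, and $t\in S\cdot T[k]$. So $[T^f:S]\le k^n$.

(iii) Let $a(sf)a^{-1}=s'f$ with $a\in N$. Then $aSa^{-1}$ and $S$ are maximal tori of $C_{s'}^0$. Multiplying $a$ on the left by an element of $C_{s'}^0$, we may assume $a\in N_N(S)$. Write $a=wt$ with $t\in T$ and $w$ in a fixed set of representatives of $N_N(T)/T$; then $w$ normalizes $S$, and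
\[
s'f=w\,t\,sf\,t^{-1}w^{-1}=w\,s\,t\,f(t)^{-1}\,f\,w^{-1}.
\]
If $s'$ and $s_1'$ arise from the same $w$ with $t$ and $t_1$, put $t_2=tt_1^{-1}$. Then $s's_1'^{-1}=(s'f)(s_1'f)^{-1}=w\,\epsilon\,w^{-1}$ with $\epsilon=t_2f(t_2)^{-1}$, and $\epsilon=w^{-1}s's_1'^{-1}w\in S$. Hence $\epsilon^k=\operatorname{Nm}(\epsilon)=\operatorname{Nm}(t_2)\operatorname{Nm}(f(t_2))^{-1}=1$. So each $w$ gives at most $k^n$ elements $s'$.
\end{proof}

\subsection{The count}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
\emph{The primes.} Let $M_\kappa$ be a number field containing $\Lambda$, the eigenvalues of $F_x$, and a $D$-th root of each of these numbers. These roots are units away from $p$. Let $\ell\in\mathcal P_\kappa$, and let $\mathfrak l$ be a place above $\ell$; its residue field is $\mathbb F_\ell$. All eigenvalues of $f$ and, by Lemma~\ref{lem:central}(ii), all eigenvalues of $z_\ell$ are reductions of $D$-th powers of $\mathfrak l$-adic units, so they lie in $(\mathbb F_\ell^\times)^D$. In particular Lemma~\ref{lem:torus} applies in full. Fix $\mu$ with $\chi_\mu\ne1$.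

\emph{Semisimple elements with eigenvalue $1$.} Let $\sigma\mapsto\kappa$ and $m=\delta_L(\sigma F_x^{-1})\in\widehat{\mathbb Z}$. By Lemma~\ref{lem:central}(i), $\Gamma_\ell\rho_\ell(\sigma)=\Gamma_\ell z_\ell^m\rho_\ell(F_x)=\Gamma_\ell fz_\ell^m$. The element $z_\ell$ commutes with $f$ and with $N$. Let $v\in V_\mu$ be an eigenvector of $z_\ell$, with eigenvalue $\lambda$. Since $\mu\lambda^m\in(\mathbb F_\ell^\times)^D$, the set
\[
\mathcal S=\{s\in S^+:\ \chi_\mu(s)=(\mu\lambda^m)^{-1}\}
\]
is nonempty by \eqref{eq:power}. It is then a coset of the kernel of $\chi_\mu\colon S^+\to\mathbb F_\ell^\times$, so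
\[
|\mathcal S|\ge\frac{|S^+|}{\ell-1}\ge2^{-n}(\ell-1)^{s_0-1}\ge2^{-2n}\ell^{s_0-1}.
\]
For $s\in\mathcal S$ put $y_s=sfz_\ell^m\in\Gamma_\ell\rho_\ell(\sigma)$. It is a product of commuting elements of order prime to $\ell$, so its order is prime to $\ell$, and $y_sv=\chi_\mu(s)\mu\lambda^mv=v$. As $z_\ell$ centralizes $N$, we have $C_N(y_s)=C_s$, which is defined over $\mathbb F_\ell$, and $y_s,y_{s'}$ are $N$-conjugate if and only if $sf,s'f$ are.

\emph{Elements above one class.} Fix $s\in\mathcal S$ and let $\mathcal O$ be the set of $\Gamma_\ell$-conjugates of $y_s$. By Lemma~\ref{lem:centralizers}(ii) and (N2), $|C_s(\mathbb F_\ell)|\le c_2(\ell+1)^{\dim C_s}$, so $|\mathcal O|\ge|\Gamma_\ell|/(c_2(\ell+1)^{\dim C_s})$. By Lemma~\ref{lem:centralizers}(i) and (St2), $C_s^0(\mathbb F_\ell)$ contains $\ell^{\dim C_s-s_0}$ unipotent elements $u$, and they lie in $N(\mathbb F_\ell)^+=\Gamma_\ell$. For each $y'\in\mathcal O$ choose one $\gamma\in\Gamma_\ell$ with $y'=\gamma y_s\gamma^{-1}$ and consider the elements $\gamma y_su\gamma^{-1}$. They lie in $\Gamma_\ell\rho_\ell(\sigma)$, because $\Gamma_\ell$ is normal in $G_\ell$. Their prime-to-$\ell$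 part is $y'$ and their $\ell$-part is $\gamma u\gamma^{-1}$. So they have the eigenvalue $1$, and by the uniqueness of the two parts different pairs $(y',u)$ give different elements. The number of elements of the coset whose prime-to-$\ell$ part lies in $\mathcal O$ is therefore at least
\[
\frac{|\Gamma_\ell|}{c_2(\ell+1)^{\dim C_s}}\,\ell^{\dim C_s-s_0}\ \ge\ \frac{|\Gamma_\ell|}{c_2\,2^{n^2}}\,\ell^{-s_0}.
\]
The unknown dimension of $C_s$ has canceled.

\emph{The total.} Distinct classes $\mathcal O$ give disjoint sets, and by Lemma~\ref{lem:centralizers}(iii) there are at least $|\mathcal S|/c_2$ classes. So at least $c|\Gamma_\ell|/\ell$ elements of $\Gamma_\ell\rho_\ell(\sigma)$ have eigenvalue $1$, where $c=2^{-n^2-2n}c_2^{-2}$. An element of $GL(V_\ell)$ with eigenvalue $1$ has a nonzero fixed vector in $V_\ell$.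
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

We use one remark on Haar measure. Let $\Pi\subset H$ be closed subgroups of a profinite group and $Hy$ a coset. If $g$ is uniform in $\Pi$ and $h$ is uniform in $Hy$, independently, then $gh$ is uniform in $Hy$, by left invariance and Fubini's theorem. So a Borel event on $Hy$ that has probability at most $\epsilon$ (or probability $1$) on every coset $\Pi h$ has the same property on $Hy$.

\begin{proof}[Proof of Theorem~\ref{thm:fiber}]
(2) Let $\ell$ be large. For $\sigma$ uniform in $\Omega_\nu$, the tuple $(\rho_\ell(\sigma_i))$ is uniform in a coset of $\rho_\ell(G_{K\mathbb F})^e$, and $\Gamma_\ell\subset\rho_\ell(G_{K\mathbb F})$ by Lemma~\ref{lem:independence}. Proposition~\ref{prop:upper} bounds the probability by $C\ell^{-e}$ on each coset of $\Gamma_\ell^e$, hence on $\Omega_\nu$, with $C$ independent of $\nu$. The finitely many remaining primes are absorbed in the implied constant. The first Borel--Cantelli lemma gives finiteness. For the tail, the interval $(2^jx,2^{j+1}x]$ contains $O(2^jx/\log x)$ primes, each contributing $O((2^jx)^{-e})$, and the sum over $j\ge0$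 is $O(x^{1-e}/\log x)$.

(1) Let $L$, $\rho$, $\Pi$ be as in Lemma~\ref{lem:independence}; we may assume that all primes in $\mathcal P_\kappa$ are at least $\ell_1$. The fiber $\Omega_\nu$ is a finite union of cosets $G_{L\mathbb F}\sigma_1$, and it suffices to treat one of them. On it the image $\kappa$ in $\operatorname{Gal}(L/K)$ is constant, and $\rho(\sigma)$ is uniform in $\rho(G_{L\mathbb F})\rho(\sigma_1)$. Since $\Pi\subset\rho(G_{L\mathbb F})$, it suffices to treat a coset $\Pi\rho(\sigma_0)$ with $\sigma_0\in G_{L\mathbb F}\sigma_1$. For $g=(g_\ell)$ uniform in $\Pi$ the components $g_\ell$ are independent and uniform in $\Gamma_\ell$. So the events ``$g_\ell\rho_\ell(\sigma_0)$ has a nonzero fixed vector'', for $\ell\in\mathcal P_\kappa$, are independent, and their probabilities satisfy $p_\ell\ge c/\ell$ by Proposition~\ref{prop:lower}. Here it is essential that the proposition holds for every $\sigma_0$ above $\kappa$. A prime splits completely in $M_\kappa$ if and only if it does so in the Galois closure, so by Chebotarev's density theorem for number fields $\mathcal P_\kappa$ has a density $d_\kappa>0$, and partial summation gives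
\[
\sum_{\ell\le x,\ \ell\in\mathcal P_\kappa}p_\ell\ \ge\ c\sum_{\ell\le x,\ \ell\in\mathcal P_\kappa}\frac1\ell=(c\,d_\kappa+o(1))\log\log x .
\]
By Lemma~\ref{lem:bc} the number of events with $\ell\le x$ that occur is almost surely asymptotic to the left side. So $c_A=c\min_\kappa d_\kappa$ works.

(3) Suppose that $A$ is not isotrivial-free, so that $A_1\neq0$ in Lemma~\ref{lem:decomp}. Choose $L$ for $A_1$ as in that lemma. By \eqref{eq:pi}, $G_{L\mathbb F}=\ker\delta_L$ acts trivially on $A_1[\ell]$ for all but finitely many $\ell$. So for $\sigma\in G_{L\mathbb F}^e$ all of $A_1[\ell]$ is rational over $\tilde K(\sigma)$ for all but finitely many $\ell$. Since $G_{L\mathbb F}^e$ is an open subgroup of $\Omega_0$, it has positive measure, which contradicts the hypothesis. The last assertion follows from this and (2).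
\end{proof}

Part (3) shows that for isotrivial $A$ one cannot argue fiber by fiber; in Section~\ref{sec:isotrivial} the randomness of $\delta_K(\sigma_i)$ itself was used.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:reductions} we may fix $A\ne0$ over $K$ and assume that it is isotrivial or isotrivial-free. The first case is Proposition~\ref{prop:isotrivial}. Let $A$ be isotrivial-free. The set $\mathcal I$ of $\sigma\in G_K^e$ such that $A(\tilde K(\sigma))[\ell]\neq0$ for infinitely many $\ell$ is a Borel set, since for $\ell\ne p$ the condition depends only on the finite quotient $G_\ell^e$. Choose $\varphi\in G_K$ with $\delta_K(\varphi)=1$. The homeomorphism $G_{K\mathbb F}\times\widehat{\mathbb Z}\to G_K$, $(\tau,\nu)\mapsto\tau\varphi^\nu$, carries the product of the Haar measures to a measure that is invariant under left multiplication by $G_{K\mathbb F}$ and by the powers of $\varphi$, hence to the Haar measure. By Fubini's theorem the measure of $\mathcal I$ is the average over $\nu$ of the measures of $\mathcal I\cap\Omega_\nu$ in $\Omega_\nu$.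

If $e=1$, Theorem~\ref{thm:fiber}(1) shows that $\mathcal I$ has full measure in every fiber, which proves (a). If $e\ge2$, Theorem~\ref{thm:fiber}(2) shows that $\mathcal I$ is null in every fiber. So almost surely $A_{\mathrm{tor}}(\tilde K(\sigma))=\bigoplus_\ell A(\tilde K(\sigma))[\ell^\infty]$ has only finitely many nonzero summands. By the known part (c) of the conjecture, almost surely each summand is finite, including the one for $\ell=p$. This proves (b).
\end{proof}

\begin{thebibliography}{99}

\bibitem{Asayama} Takuya Asayama, \emph{Torsion points of Drinfeld modules over large algebraic extensions of finitely generated function fields}, arXiv:2007.13949 (2020).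

\bibitem{CGP} Conrad, Gabber and Prasad, Prop.~2.1.8.

\bibitem{KatzLang} Katz and Lang, Enseign. Math. 27 (1981).

\bibitem{MoretBailly} Moret-Bailly, \emph{Pinceaux de vari\'et\'es ab\'eliennes}.

\bibitem{Nori} Nori, Invent. Math. 88 (1987).

\bibitem{PrasadYu} Prasad and Yu, 2002.

\bibitem{Serre} Serre, Comment. Math. Helv. 88 (2013).

\bibitem{SGA1} SGA 1.

\bibitem{SGA7} SGA 7, IX.

\bibitem{Steinberg} Steinberg, \emph{Endomorphisms of linear algebraic groups}.

\bibitem{Zarhin} Zarhin, Cent. Eur. J. Math. 12 (2014).

\end{thebibliography}
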